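
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The $F$-triangle and the $M$-triangle of a nonkissing complex}


\begin{abstract}
A shape $\lambda$ in the square lattice has a nonkissing complex, whose faces are counted by the $F$-triangle, and a shard intersection order, whose M\"obius function is recorded by the $M$-triangle. Garver and McConville's paper on grid-associahedra raises the question whether the two triangles always determine each other by $M(-x,-y/x)=(1-y)^rF\bigl(\frac{x+y}{1-y},\frac{y}{1-y}\bigr)$. We show that this fails for the shape whose five interior vertices form a plus sign: the coefficients of $xy^2$ are $161$ and $160$. We then determine exactly for which shapes the identity holds. To every element of the shard intersection order we attach a polyhedral cone, which turns out to be, up to a linear factor, a cone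 of nonnegative flows on an acyclic graph. The identity holds if and only if all these cones are simplicial, and this happens if and only if the interior of $\lambda$ contains no path at whose beginning two flows can merge and at whose end they can split again.
\end{abstract}

\section{Introduction}

\subsection{The objects}\label{sec:objects}

A \emph{shape} $\lambda$ is a finite vertex-induced subgraph of the integer lattice $\mathbb Z^2$, with vertical edges oriented downward and horizontal edges oriented to the right. A vertex of $\lambda$ is \emph{interior} if its four lattice neighbors all lie in $\lambda$, and a \emph{boundary} vertex otherwise. The interior vertices are $v_1,\dots,v_r$. For the rectangle of $a\times b$ cells, which has $(a+1)(b+1)$ vertices, we have $r=(a-1)(b-1)$.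

A \emph{path} is a directed path $(u_0,\dots,u_t)$ in $\lambda$, $t\ge1$, such that $u_0$ and $u_t$ are boundary vertices and $u_1,\dots,u_{t-1}$ are interior; its steps go down or right. Two paths \emph{kiss} if they have a maximal common run of consecutive vertices $(w_0,\dots,w_k)$, $k\ge0$, such that $w_0$ is the first vertex of neither, $w_k$ is the last vertex of neither, one of the two enters $w_0$ from the left and leaves $w_k$ downward, and the other enters $w_0$ from above and leaves $w_k$ to the right. We call the first one the \emph{left--down} path and the second one the \emph{above--right} path of the kiss, and $(w_0,\dots,w_k)$ the \emph{kissing run}. So two kissing paths meet, run together and separate again without crossing: the left--down path stays below and to the left of the other one. A straight path enters and leaves every run in the same direction, so it kisses no path.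

The \emph{reduced nonkissing complex} $\Delta$ has as vertices the paths that kiss at least one path, and as faces the sets of pairwise nonkissing such paths. All facets have $r$ elements. One facet is distinguished: the \emph{lazy path} $q_i$ starts at the first boundary vertex straight above $v_i$, goes straight down to $v_i$ and then straight right to the first boundary vertex, and $Q=\{q_1,\dots,q_r\}$ is a facet. The \emph{$F$-triangle} counts the faces by their position relative to $Q$:
\[
F(x,y)=\sum_{G\in\Delta}x^{|G\setminus Q|}\,y^{|G\cap Q|}.
\]

If two facets $G$ and $G'=(G\setminus\{p\})\cup\{p'\}$ with $p\ne p'$ differ in one path, then $p$ and $p'$ kiss; we say that $G,G'$ are related by a \emph{flip}, and put $G\lessdot G'$ when $p$ is the above--right path. The transitive closure of these relations is the \emph{Grid-Tamari order} $L$ on the facets. By a theorem of McConville, $L$ is a semidistributive lattice with minimum $Q$. For a cover $a\lessdot b$ in $L$ let $\ell(a\lessdot b)$ be the unique minimal join-irreducible $j$ with $a\vee j=b$. For $X\in L$ let $X_\downarrow$ be the meet of the elements covered by $X$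 (and $Q_\downarrow=Q$), and put
\[
\psi(X)=\{\ell(a\lessdot b): X_\downarrow\le a\lessdot b\le X\}.
\]
The \emph{shard intersection order} is $\Psi=\{\psi(X):X\in L\}$, ordered by inclusion. It is known that $\Psi$ is a graded lattice of rank $r$. With its rank function $\mathrm{rk}$ and its M\"obius function $\mu$ (so $\mu(Y,Y)=1$ and $\sum_{Y\le Z\le X}\mu(Y,Z)=0$ for $Y<X$), the \emph{$M$-triangle} is
\[
M(x,y)=\sum_{X,Y\in\Psi,\;Y\le X}\mu(Y,X)\,x^{\mathrm{rk}X}y^{\mathrm{rk}Y}.
\]

\subsection{The question}

The source of this paper is the following question from Garver and McConville \cite{GM}: does the identity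
\begin{equation}\label{eq:FM}
M(-x,-y/x)=(1-y)^r\,F\!\left(\frac{x+y}{1-y},\frac{y}{1-y}\right)
\end{equation}
hold for every shape? Written out, its two sides are the polynomials
\begin{equation}\label{eq:sides}
\sum_{Y\le X}\mu(Y,X)\,(-x)^{\mathrm{rk}X-\mathrm{rk}Y}\,y^{\mathrm{rk}Y}
\qquad\text{and}\qquad
\sum_{G\in\Delta}(x+y)^{|G\setminus Q|}\,y^{|G\cap Q|}\,(1-y)^{r-|G|}.
\end{equation}
At $x=0$ only the pairs $X=Y$ survive on the left, and the identity becomes $\sum_{Y\in\Psi}y^{\mathrm{rk}Y}=\sum_Gy^{|G|}(1-y)^{r-|G|}$: the rank sizes of $\Psi$ are the $h$-vector of $\Delta$. This is true for every shape (Corollary \ref{cor:h}), so \eqref{eq:FM} is a natural refinement of a true statement, in which the M\"obius function is to be read off from face numbers. The smallest cases agree with it.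

\begin{example}
Let $r=1$, with interior vertex $v$. The paths that kiss are the one entering $v$ from above and leaving to the right, which is lazy, and the one entering from the left and leaving downward. So $F=1+x+y$, $\Psi$ is a two-element chain, $M=1-x+xy$, and both sides of \eqref{eq:FM} equal $1+x+y$.
\end{example}

\begin{example}
Let the interior be $v_1$ and its right neighbor $v_2$. Write $L_1$ for the vertex left of $v_1$, $R$ for the vertex right of $v_2$, and $U_i,D_i$ for the vertices above and below $v_i$. The non-straight paths through interior vertices are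
\[
p_1=(L_1,v_1,D_1),\quad p_2=(L_1,v_1,v_2,D_2),\quad p_3=(U_1,v_1,v_2,D_2),\quad p_4=(U_1,v_1,v_2,R),\quad p_5=(U_2,v_2,R).
\]
The kissing pairs are $p_1p_3,\,p_1p_4$ (in $v_1$), $p_2p_4$ (in $v_1,v_2$), $p_2p_5,\,p_3p_5$ (in $v_2$). Hence the facets $p_1p_2,\,p_2p_3,\,p_3p_4,\,p_4p_5,\,p_5p_1$ form a pentagon, $Q=p_4p_5$, and
$F=1+3x+2y+2x^2+2xy+y^2$. The order $L$ consists of the two chains $p_4p_5<p_5p_1<p_1p_2$ and $p_4p_5<p_3p_4<p_2p_3<p_1p_2$. There are three join-irreducibles, each of them is the only element of its own $\psi$, and $\psi(p_1p_2)$ contains all three. So $\Psi$ has a bottom, three atoms and a top, $M=1+3x(y-1)+x^2(2-3y+y^2)$, and both sides of \eqref{eq:FM} equal $1+3x+3y+2x^2+3xy+y^2$.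
\end{example}

\subsection{Results}

The identity is false in general.

\begin{theorem}\label{thm:plus}
Let $\lambda_+=\{(i,j)\in\mathbb Z^2:|i|+|j|\le2\}$, which has $13$ vertices, of which $r=5$ are interior and form a plus sign. The coefficient of $xy^2$ is $161$ on the left side of \eqref{eq:FM} and $160$ on the right side. Hence \eqref{eq:FM} fails for $\lambda_+$.
\end{theorem}

\begin{definition}\label{def:crossing}
A \emph{crossing} of $\lambda$ is a sequence of interior vertices $w_0,\dots,w_k$, $k\ge0$, each $w_{i+1}$ immediately to the right of or below $w_i$, such that the left and upper neighbors of $w_0$ and the right and lower neighbors of $w_k$ are interior. A shape is \emph{crossing} if it has a crossing.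
\end{definition}

\begin{theorem}\label{thm:class}
The identity \eqref{eq:FM} holds for $\lambda$ if and only if $\lambda$ is not crossing. If $\lambda$ is crossing, the coefficients of $xy^{r-3}$ on the two sides differ, and the one in $M(-x,-y/x)$ is larger.
\end{theorem}

\begin{corollary}\label{cor:rect}
The identity holds whenever $r\le4$. For the rectangle of $a\times b$ cells it holds if and only if $\min(a,b)\le3$; it is true for $3\times4$ and false for $4\times4$.
\end{corollary}

\begin{proof}
For a vertex with coordinates $(i,j)$ the number $i-j$ increases by $1$ with every right or down step. So it is smaller at the two neighbors of $w_0$ than at $w_0,\dots,w_k$, where it is strictly increasing, and larger at the two neighbors of $w_k$. Hence these $k+5$ vertices are distinct, and a crossing needs at least $5$ interior vertices. The interior vertices of the rectangle form an array with $a-1$ rows and $b-1$ columns. If $a-1,b-1\ge3$, any vertex whose four neighbors lie in this array is a crossing with $k=0$. Conversely, if there is a crossing, the array has a row above the row of $w_0$, and a row below the row of $w_k$;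 since $w_k$ is not higher than $w_0$, this gives $a-1\ge3$. Likewise $b-1\ge3$.
\end{proof}

\subsection{The idea, and the plan}

The left side of \eqref{eq:FM} counts intervals $[Y,X]$ of $\Psi$ from their lower end $Y$. It turns out (Proposition \ref{prop:diff}) that the right side counts in the same way from the top: the coefficient of $y^{\mathrm{rk}Y}$ contributed by $Y\in\Psi$ is $\sum_X\mu(Y,X)(-x)^{\mathrm{rk}X-\mathrm{rk}Y}$ on the left and $\sum_Z\mu(Z,\hat1)(-x)^{r-\mathrm{rk}Z}$ on the right, with sums over $X,Z\ge Y$ and $\hat1$ the top of $\Psi$. These agree when all intervals of $\Psi$ are rank-symmetric. In $\lambda_+$ they are not: there is an element $Y$ of rank $2$ above which there are $5$ elements of rank $3$ but only $4$ elements of rank $4$, and this is the only source of the discrepancy $161-160$ (Remark \ref{rem:again}).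

The reason is geometric. The elements of $\Psi$ correspond to wide subcategories of a module category, and each such subcategory $Y$ has a cone $C_Y$ of stability conditions, subdivided by the $g$-vector fan. If $C_Y$ is simplicial, the interval above $Y$ is rank-symmetric, by the same kind of computation that shows that $h$-vectors are symmetric. For the exceptional $Y$ in $\lambda_+$, the cone is the cone over a \emph{square}: one unit of flow enters the central vertex from the left or from above and leaves it to the right or downward. The fan is simplicial, so the square has to be cut; it is cut by a diagonal, and the diagonal is the extra element of rank $3$ (Example \ref{ex:square}).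

Section \ref{sec:plus} proves Theorem \ref{thm:plus} by hand, using only the facts recalled in \S\ref{sec:objects}. Sections \ref{sec:wide}--\ref{sec:flow} prove Theorem \ref{thm:class}; they do not depend on Section \ref{sec:plus}, but use published results, listed in \S\ref{sec:inputs}.

\section{The plus-shaped interior}\label{sec:plus}

In this section $\lambda=\lambda_+$ and $r=5$.

\subsection{Paths, kisses and facets}

The interior vertices are the center $C$ and its left, upper, right and lower neighbors $W,N,E,S$. The boundary vertices are the tips $WW,NN,EE,SS$ and the diagonal neighbors $NW,NE,SW,SE$ of $C$ (Figure \ref{fig:plus}). No two boundary vertices are adjacent.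

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={font=\small,inner sep=2pt}]
\node (WW) at (-2,0) {$WW$}; \node (W) at (-1,0) {$\mathbf W$}; \node (C) at (0,0) {$\mathbf C$};
\node (E) at (1,0) {$\mathbf E$}; \node (EE) at (2,0) {$EE$};
\node (NN) at (0,2) {$NN$}; \node (N) at (0,1) {$\mathbf N$}; \node (S) at (0,-1) {$\mathbf S$}; \node (SS) at (0,-2) {$SS$};
\node (NW) at (-1,1) {$NW$}; \node (NE) at (1,1) {$NE$}; \node (SW) at (-1,-1) {$SW$}; \node (SE) at (1,-1) {$SE$};
\foreach \p/\q in {WW/W,W/C,C/E,E/EE,NW/N,N/NE,SW/S,S/SE,NN/N,N/C,C/S,S/SS,NW/W,W/SW,NE/E,E/SE}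
  \draw[->] (\p) -- (\q);
\end{tikzpicture}
\caption{The shape $\lambda_+$. The five interior vertices are in bold; the other eight vertices are boundary vertices.}\label{fig:plus}
\end{figure}

A path through $C$ is determined by an entry and an exit. We number them
\[
\begin{array}{lllll}
\text{entries:}&1:\ WW,W,C&\quad 2:\ NW,W,C&\quad 3:\ NW,N,C&\quad 4:\ NN,N,C\\
\text{exits:}&1:\ C,E,EE&\quad 2:\ C,E,SE&\quad 3:\ C,S,SE&\quad 4:\ C,S,SS
\end{array}
\]
and write $[i,o]$, or the \emph{cell} $(i,o)$ in row $i$ and column $o$ of a $4\times4$ grid, for the path with entry $i$ and exit $o$. The paths that avoid $C$ are the four straight paths $(NW,W,SW)$, $(NW,N,NE)$, $(NE,E,SE)$, $(SW,S,SE)$ and the four \emph{locals}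
\[
R_2=(WW,W,SW),\quad R_3=(NN,N,NE),\quad K_2=(NE,E,EE),\quad K_3=(SW,S,SS).
\]
The names are explained by part (b) of the next lemma: $R_i$ blocks row $i$ and $K_j$ blocks column $j$.

\begin{lemma}\label{lem:kiss}
\textup{(a)} $[i,o]$ and $[i',o']$ kiss if and only if $(i-i')(o-o')<0$. If $i'<i$ and $o<o'$, the above--right path is $[i,o]$; the kissing run passes through $C$, and begins at $W$, $N$ or $C$ according as $\{i',i\}$ is $\{1,2\}$, $\{3,4\}$ or another pair, and ends at $E$, $S$ or $C$ according as $\{o,o'\}$ is $\{1,2\}$, $\{3,4\}$ or another pair.

\textup{(b)} $R_i$ kisses exactly the cells of row $i$, and $K_j$ exactly the cells of column $j$. The kissing runs for $R_2,R_3,K_2,K_3$ are $(W),(N),(E),(S)$, and $R_3,K_2$ are above--right while $R_2,K_3$ are left--down. Locals do not kiss each other.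
\end{lemma}

\begin{proof}
(a) A common run of two distinct such paths that avoids $C$ is $\{NW\}$, which is a first vertex, or $\{SE\}$, which is a last vertex; it gives no kiss. If $i=i'$ or $o=o'$, the run through $C$ contains the common first or last vertex. Let $i'<i$ and $o\ne o'$. The run through $C$ begins as stated, and there entry $i'$ comes from the left and entry $i$ from above. It ends as stated, and there the smaller exit leaves to the right and the larger one downward. So there is a kiss if and only if the path with entry $i$, which comes from above, has the smaller exit.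

(b) $R_2$ enters $W$ from the left and leaves it downward, while $[2,o]$ enters $W$ from above and leaves it to the right, so they kiss in $(W)$. With $[1,o]$ the common run contains the first vertex $WW$, and $[3,o],[4,o]$ do not meet $R_2$. $R_3$ enters $N$ from above and leaves to the right, $[3,o]$ enters $N$ from the left and leaves downward; $[4,o]$ shares the first vertex $NN$ with $R_3$, and $[1,o],[2,o]$ do not meet it. $K_2$ enters $E$ from above and leaves to the right, $[i,2]$ enters from the left and leaves downward; $[i,1]$ shares the last vertex $EE$, and the exits $3,4$ do not meet $K_2$. $K_3$ enters $S$ from the left and leaves downward, $[i,3]$ enters from above and leaves to the right; $[i,4]$ shares the last vertex $SS$, and the exits $1,2$ do not meet $K_3$. Two locals meet at most in $SW$ or $NE$, boundary vertices.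
\end{proof}

The cells $(1,1)$ and $(4,4)$, which are straight paths, kiss nothing, and every other cell is incomparable with some cell in the product order. So $\Delta$ has $18$ vertices: four locals and the $14$ cells other than $(1,1),(4,4)$. Cells are pairwise nonkissing if and only if they form a chain in the product order. The lazy paths are $q_W=[2,1]$, $q_N=R_3$, $q_C=[4,1]$, $q_E=K_2$, $q_S=[4,3]$, so
\[
Q=\{R_3,\ K_2,\ [2,1],\ [4,1],\ [4,3]\}.
\]

\begin{lemma}\label{lem:facets}
For $A,B\subseteq\{2,3\}$ let $\Gamma=([4]\setminus A)\times([4]\setminus B)$. The facets of $\Delta$ are exactly the sets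
\[
\{R_i\}_{i\in A}\cup\{K_j\}_{j\in B}\cup(\gamma\setminus\{(1,1),(4,4)\}),
\]
where $\gamma$ is a saturated chain of $\Gamma$ from $(1,1)$ to $(4,4)$.
\end{lemma}

\begin{proof}
We draw $\gamma$ as a lattice path in $\Gamma$ with unit steps (of $\Gamma$) down or right. The cells of a face with locals $\{R_i\}_{i\in A},\{K_j\}_{j\in B}$ form a chain in $\Gamma$. With $(1,1),(4,4)$ added, it extends to some $\gamma$. So every face lies in a set of the given form, and these sets are faces. They are maximal: a further cell of $\Gamma$ is incomparable with some element of $\gamma$, which is not $(1,1)$ or $(4,4)$; a cell outside $\Gamma$ kisses a local of the set; and a further local kisses a cell of the set, because $\gamma$ meets every row and column of $\Gamma$ and cells in row or column $2$ or $3$ are not $(1,1)$ or $(4,4)$.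
\end{proof}

\subsection{The right side: face numbers}

\begin{proposition}\label{prop:160}
The coefficient of $xy^2$ on the right side of \eqref{eq:FM} is $160$.
\end{proposition}

\begin{proof}
By \eqref{eq:sides}, a face $G$ with $|G|=m$ and $|G\setminus Q|=a$ has $x$-linear part $a\,x\,y^{m-1}(1-y)^{5-m}$, and contributes $a(-1)^{3-m}\binom{5-m}{3-m}$ to the coefficient of $xy^2$ if $m\le3$, and nothing otherwise. With $S_m=\sum_{|G|=m}|G\setminus Q|$ the coefficient is
\begin{equation}\label{eq:S}
S_3-3S_2+6S_1 .
\end{equation}

\emph{Face numbers.} Let $f_m$ be the number of faces of size $m$. Then $f_1=18$. For $f_2$: there are $6$ pairs of locals; each local is compatible with the $14-4=10$ cells outside its row or column, giving $40$; and $\binom{14}2-\binom42^2=91-36=55$ pairs of cells are comparable. So $f_2=101$. For $f_3$: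
\begin{itemize}
\item three locals: $4$;
\item two locals and a cell: $6$ cells remain for $\{R_2,R_3\}$ and for $\{K_2,K_3\}$, and $9-2=7$ for each of the four mixed pairs; in total $40$;
\item one local and two cells: the $10$ compatible cells form a $3\times4$ or $4\times3$ grid without its smallest and largest cell, so there are $\binom{10}2-\binom32\binom42=27$ comparable pairs, in total $4\cdot27=108$;
\item three cells: let $c_m$ be the number of $m$-chains of $[4]^2$. Then $c_1=16$, $c_2=120-36=84$. A multichain of length $3$ in $[4]^2$ is a pair of multichains of length $3$ in $[4]$, so $20^2=c_1+2c_2+c_3$ and $c_3=216$. Of these, $84-15=69$ contain $(1,1)$, as many contain $(4,4)$, and $14$ contain both. So $216-138+14=92$ contain neither.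
\end{itemize}
Hence $f_3=4+40+108+92=244$.

\emph{Faces containing a given lazy path.}
\begin{itemize}
\item $R_3$ is compatible with $R_2,K_2,K_3$ and $10$ cells, so with $13$ vertices. The compatible pairs among these are $3$ pairs of locals, $6+7+7$ pairs of a cell with $R_2,K_2,K_3$, and $27$ pairs of cells: $50$ in total. The transposed count gives $13$ and $50$ for $K_2$.
\item $[2,1]$ is compatible with $R_3,K_2,K_3$ and the $10$ cells of rows $2,3,4$ other than $(2,1),(4,4)$: $13$ vertices. Again the pairs number $3+(6+7+7)+27=50$: the cells form a $3\times4$ grid without its extreme cells, in which $R_3$ leaves two rows and each of $K_2$, $K_3$ leaves three columns.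
\item $[4,3]$ is compatible with $R_2,R_3,K_2$ and the $10$ cells of columns $1,2,3$ other than $(1,1),(4,3)$. The grid is now $4\times3$, $K_2$ leaves two columns and each of $R_2,R_3$ leaves three rows; we get $13$ and $50$ again.
\item $[4,1]$ is compatible with the $8$ vertices $R_2,R_3,K_2,K_3,[2,1],[3,1],[4,2],[4,3]$. The four cells form a chain, so the kissing pairs are $R_2[2,1]$, $R_3[3,1]$, $K_2[4,2]$, $K_3[4,3]$, and $28-4=24$ pairs are compatible.
\end{itemize}
Since $S_m=mf_m-\sum_{q\in Q}\#\{G\ni q:|G|=m\}$,
\[
S_1=18-5=13,\qquad S_2=202-(4\cdot13+8)=142,\qquad S_3=732-(4\cdot50+24)=508,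
\]
and \eqref{eq:S} equals $508-426+78=160$.
\end{proof}

\subsection{The order}

To reach $\Psi$ we need the lattice $L$ explicitly. We introduce coordinates on the facets in which the order is componentwise. Let $G$ be a facet with grid $\Gamma$ and chain $\gamma$ as in Lemma \ref{lem:facets}. We record four \emph{flags}
\[
w=[R_2\in G],\qquad n=[R_3\notin G],\qquad e=[K_2\notin G],\qquad s=[K_3\in G]
\]
($[\,\cdot\,]$ is $1$ if the statement holds, $0$ otherwise) and, for $l=1,2,3$, the row $r_l$ in which $\gamma$ passes from the columns $\le l$ to the columns $>l$. We call $l$ a \emph{line}. A \emph{gap} of $\Gamma$ is a set of lines $[o,o'-1]$ with $o<o'$ consecutive columns of $\Gamma$. Then $r$ is constant on gaps, weakly increasing, takes values in the rows of $\Gamma$, and $\gamma$ is determined by $\Gamma$ and the rows of its horizontal steps. So facets correspond bijectively to the \emph{admissible data} $(w,n,e,s;r_1\le r_2\le r_3)$, $r_l\in[4]$, that is, those with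
\begin{equation}\label{eq:adm}
w=1\Rightarrow2\notin r,\qquad n=0\Rightarrow3\notin r,\qquad e=0\Rightarrow r_1=r_2,\qquad s=1\Rightarrow r_2=r_3 ,
\end{equation}
where $i\notin r$ means that no $r_l$ equals $i$. For instance $Q$ has the data $(0,0,0,0;4,4,4)$. The flags are normalized so that up-flips will raise them.

For $a\in\{W,0,N\}$ and $b\in\{E,0,S\}$ we write $ab$ for the path of interior vertices that begins at $a$, passes through $C$ and ends at $b$, where $0$ means that nothing is added: $00=(C)$, $W0=(W,C)$, $WE=(W,C,E)$. With the one-vertex paths $W,N,E,S$, which we call \emph{leaves}, there are $13$ interior paths; the nine $ab$ are called \emph{central}. The \emph{type} of a pair $i'<i$ of consecutive rows of $\Gamma$ is $W$ for $(1,2)$, $N$ for $(3,4)$, and $0$ otherwise; in the last case $i'\le2$ and $i\ge3$. The type of a gap is $E$ for $\{1\}$, $S$ for $\{3\}$, and $0$ otherwise; in the last case it contains $2$.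

\begin{lemma}\label{lem:flips}
Two facets are related by a flip if and only if their data
\begin{itemize}
\item differ in exactly one flag and agree in $r$ \textup{(}flag flip\textup{)}, or
\item have equal flags and differ exactly on one gap, where they take values $i'<i$ that are consecutive rows of $\Gamma$ \textup{(}gap flip\textup{)}.
\end{itemize}
The upper facet is the one with flag $1$, respectively with the smaller row $i'$. The kissing run of the exchanged paths is the leaf $W,N,E,S$ for the flags $w,n,e,s$, and $ab$ for a gap flip, where $a$ is the type of $(i',i)$ and $b$ the type of the gap.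
\end{lemma}

\begin{proof}
We find all exchanges of one element of a facet $G$. A cell outside $\Gamma$ can be added only if a local is removed.

\emph{Remove a cell $z$ where $\gamma$ turns.} The row and the column of $z$ each contain a neighbor of $z$ in $\gamma$, which is not $(1,1)$ or $(4,4)$ if that row or column is $2$ or $3$. So the rows and columns $2,3$ that belong to $\Gamma$ stay occupied by cells of the face, and no local can be added. The only other cell of $\Gamma$ comparable with $\gamma\setminus\{z\}$ is the opposite corner of the unit square of $\Gamma$ at $z$. If the square has rows $i'<i$ and columns $o<o'$, then the exchanged cells are $(i,o)$, where $r=i$ on the gap $[o,o'-1]$, and $(i',o')$, where $r=i'$ there. This is a gap flip. Every gap flip arises: the chain with value $i$ on the gap $[o,o'-1]$ has values $\le i'$ before the gap (and starts in row $1\le i'$), so it enters $(i,o)$ by a down step and leaves it by a right step; its exchange is the given flip.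

\emph{Remove a cell $z=(i,o)$ whose predecessor and successor in $\gamma$ are vertical neighbors.} Then $z$ is alone in its row, $i\in\{2,3\}$, and $R_i$ can be added. No other local can be added, since column $o$ and the other rows and columns stay occupied as before; if $o\in\{2,3\}$, the neighbors of $z$ are not $(1,1),(4,4)$. A cell $z'\notin\gamma$ of $\Gamma$ comparable with all of $\gamma\setminus\{z\}$ must be incomparable with $z$, so it lies between the predecessor and the successor of $z$; but only $z$ does. So $z$ is exchanged exactly with $R_i$. The horizontal steps of $\gamma$ are not affected: only the flag $w$ or $n$ changes.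

\emph{Remove $R_i$.} No other local can be added, so a cell $(i,j)$ with $K_j\notin G$ is. If $\gamma$ passes from the row of $\Gamma$ before $i$ to the row after $i$ in column $o$, comparability with the two ends of this step forces $j=o$ (if an end is $(1,1)$ or $(4,4)$, the comparability holds automatically). This reverses the previous exchange.

By transposing the grid, a cell $(i,j)$ with horizontal predecessor and successor is exchanged exactly with $K_j$, and conversely; here only $e$ or $s$ changes. Finally, let two admissible data differ in one flag only. One of the two facets has a row or column that is deleted in the other. By \eqref{eq:adm} for the second facet, the chain of the first passes straight through this row or column, so the two are related by one of the last exchanges.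

The lower facet of a flip contains the above--right path. By Lemma \ref{lem:kiss} this is $(i,o)$ in a gap flip; it is $[2,\cdot]$ against $R_2$ and $[\cdot,3]$ against $K_3$; and it is $R_3$ and $K_2$ against cells. This gives the statement about upper facets, and the kissing runs are those of Lemma \ref{lem:kiss}.
\end{proof}

We call the kissing run of a flip its \emph{label}.

\begin{lemma}\label{lem:order}
$X\le Y$ in $L$ if and only if all flags satisfy $\le$ and $r_l(X)\ge r_l(Y)$ for all $l$. The covers of $L$ are exactly the flips.
\end{lemma}

\begin{proof}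
Write $X\preceq Y$ for the condition on the data. Up-flips increase $\preceq$, so $X\le Y$ implies $X\preceq Y$. Conversely let $X\prec Y$. We find an up-flip from $X$ that stays $\preceq Y$, or a down-flip from $Y$ that stays $\succeq X$, and induct on the size of the $\preceq$-interval. If $n(X)<n(Y)$ or $e(X)<e(Y)$, set this flag to $1$ in $X$; this is admissible since $n=1$ and $e=1$ impose no condition. If $w(X)<w(Y)$ or $s(X)<s(Y)$, set this flag to $0$ in $Y$; this is admissible since $w=0$ and $s=0$ impose no condition. Otherwise the flags, and so the grids, agree. Choose $j$ with $i:=r_j(X)>r_j(Y)$, let $g$ be the first gap on which $r(X)=i$, and let $i'$ be the row of $\Gamma$ preceding $i$, which exists since the row $r_j(Y)<i$ belongs to $\Gamma$. Replace $i$ by $i'$ on $g$. On earlier gaps $r(X)<i$, so $r(X)\le i'$ and the new datum is admissible; on $g$ we have $r(Y)\le r_j(Y)<i$, so $r(Y)\le i'$ and the new datum is $\preceq Y$.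

Covers of $L$ are flips by definition. Conversely, nothing lies strictly between two facets related by a flip: for a flag flip all other entries are fixed; for a gap flip the flags and hence $\Gamma$ are fixed, and $r$ is fixed off the gap, constant on the gap, and takes values in the rows of $\Gamma$.
\end{proof}

\subsection{Labels are join-irreducibles}

We show that the covers with label $\sigma$ are exactly those with a certain join-irreducible $j_\sigma$ as their $\ell$. The element $j_\sigma$ is found as the least facet that has a flip labelled $\sigma$ below it. To this end we describe, by explicit conditions, a set $T(X)$ of labels, which will turn out to be the set of labels of all flips below $X$. Put $l(E)=1$, $l(0)=2$, $l(S)=3$. A leaf $W,N,E,S$ belongs to $T(X)$ if and only if $w,n,e,s=1$, respectively. A central label $ab$ belongs to $T(X)$ if and only if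
\begin{equation}\label{eq:T}
\begin{cases} r_{l(b)}=1&\text{if }a=W,\\ r_{l(b)}\le2&\text{if }a=0,\\ r_{l(b)}\le3\text{ and }n=1&\text{if }a=N,\end{cases}
\qquad\text{and}\qquad e=1\text{ if }b=E .
\end{equation}

These sets determine the order:
\begin{equation}\label{eq:Torder}
X\le Y\iff T(X)\subseteq T(Y).
\end{equation}
For ``$\Rightarrow$'', the conditions persist when flags increase and the $r_l$ decrease. For ``$\Leftarrow$'', the leaves compare the flags. Let $l\in\{2,3\}$, or $l=1$ if $e(X)=1$, and let $b$ be the symbol with $l(b)=l$. If $r_l(X)$ is $1$, $2$ or $3$ (in the last case $n(X)=1$), then $Wb$, $0b$ or $Nb$, respectively, lies in $T(X)\subseteq T(Y)$ and gives $r_l(Y)\le r_l(X)$; if $r_l(X)=4$ there is nothing to show. If $e(X)=0$, then $r_1(X)=r_2(X)\ge r_2(Y)\ge r_1(Y)$.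

\begin{lemma}\label{lem:added}
Let $U\lessdot V$ have label $\sigma$. Then $\sigma\in T(V)\setminus T(U)$. If $\tau\in T(V)\setminus T(U)$ and $\tau\in T(X)$, then $\sigma\in T(X)$.
\end{lemma}

\begin{proof}
A flip of $w$ or $s$ adds only the leaf $W$ or $S$ to $T$. A flip of $n$ adds $N$ and possibly labels $N\beta$, and $N\beta\in T(X)$ forces $n=1$, that is $N\in T(X)$. A flip of $e$ adds $E$ and possibly labels $\alpha E$, which force $e=1$.

Now let the flip be a gap flip from row $i$ to row $i'$, with label $ab$. We consider which labels $\alpha\beta$ can be added.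

\emph{Columns.} If the gap is $\{1\}$, then column $2$ is in $\Gamma$, $e=1$, and only labels with $\beta=E$ are added. If it is $\{3\}$, only labels with $\beta=S$ are added. Otherwise $b=0$ and the gap contains $2$. It does not contain $1$ if $e=1$, and no label $\alpha E$ lies in $T(U)$ or $T(V)$ if $e=0$. So only labels with $\beta=0$ and possibly $\beta=S$ are added; and $\alpha S\in T(X)$ implies $\alpha0\in T(X)$, because $r_2\le r_3$.

\emph{Rows.} From $2$ to $1$, only labels with $\alpha=W$ are added. From $4$ to $3$, row $3$ is in $\Gamma$, $n=1$, and only labels with $\alpha=N$ are added. Otherwise $a=0$, $i'\le2$, $i\ge3$, and labels with $\alpha=0$ and possibly $\alpha=W$ are added, but none with $\alpha=N$: if $i=3$, then $n=1$ and the lower facet already satisfies the condition for $N$; if $i=4$, then row $3$ is missing from $\Gamma$, $n=0$, and the condition for $N$ fails. Finally $W\beta\in T(X)$ implies $0\beta\in T(X)$.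

In all cases $ab$ itself is added, and by the two implications every added label that lies in $T(X)$ forces $ab\in T(X)$.
\end{proof}

\begin{lemma}\label{lem:j}
For each label $\sigma$ the set $\{X:\sigma\in T(X)\}$ has a least element $j_\sigma$. The $13$ elements $j_\sigma$ are distinct. Each $j_\sigma$ covers exactly one element, and this cover has label $\sigma$; so $j_\sigma$ is join-irreducible. If $U\lessdot V$ has label $\sigma$, then $U\vee z=V$ if and only if $j_\sigma\le z\le V$; in particular $\ell(U\lessdot V)=j_\sigma$.
\end{lemma}

\begin{proof}
Writing data as $wnes;r_1r_2r_3$, the least elements are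
\[
\begin{array}{llll}
W:\,1000;444& N:\,0100;444& E:\,0010;444& S:\,0001;444\\
WE:\,0010;144& W0:\,0000;114& WS:\,0000;111\\
0E:\,0010;244& 00:\,0000;224& 0S:\,0000;222\\
NE:\,0110;344& N0:\,0100;334& NS:\,0100;333
\end{array}
\]
They are admissible and have $\sigma$ in their $T$. They are least because $\sigma\in T(X)$ forces exactly the listed flags to be $1$ and, for central $\sigma=ab$, forces $r_1\le\dots\le r_{l(b)}\le$ the listed value, while all other $r_l$ are listed as $4$. So
\begin{equation}\label{eq:j}
j_\sigma\le z\iff\sigma\in T(z).
\end{equation}
The $13$ data are distinct.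

\emph{Lower covers of $j_\sigma$.} These are given by the down-flips of the listed data. For a leaf, all $r_l$ are $4$, so the only down-flip lowers the flag of the leaf, and its label is $\sigma$. Let $\sigma=ab$ be central. Then $w=s=0$, the lines $\le l(b)$ have a common value $v<4$, and the remaining lines have value $4$. The flag $n$ is $1$ only if $a=N$, and then it cannot be lowered since $v=3$; the flag $e$ is $1$ only if $b=E$, and then it cannot be lowered since $r_1=v\ne4=r_2$. So the only down-flip lowers the last gap with value $v$ to the next row of $\Gamma$. This gap is $\{1\}$ if $b=E$, where $e=1$. If $b\ne E$, then $e=s=0$, the gaps of $\Gamma$ are $\{1,2\}$ and $\{3\}$, and the last gap with value $v$ is $\{1,2\}$ for $b=0$ and $\{3\}$ for $b=S$. So its type is $b$. The rows are $(1,2)$ for $a=W$, because $w=0$; they are $(2,4)$ for $a=0$, because $n=0$; and they are $(3,4)$ for $a=N$. So their type is $a$, and the label of the flip is $\sigma$.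

\emph{Covers with label $\sigma$.} Let $U\lessdot V$ have label $\sigma$. Since this is a cover, $U\vee z=V$ if and only if $z\le V$ and $z\not\le U$. If $z\le V$ and $z\not\le U$, then by \eqref{eq:Torder} some $\tau\in T(z)$ lies in $T(V)\setminus T(U)$, so $\sigma\in T(z)$ by Lemma \ref{lem:added}. Conversely $\sigma\in T(z)$ gives $z\not\le U$, since $\sigma\notin T(U)$. By \eqref{eq:j}, $U\vee z=V$ if and only if $j_\sigma\le z\le V$. As $j_\sigma\le V$ is join-irreducible, $\ell(U\lessdot V)=j_\sigma$.
\end{proof}

So $\psi(X)$ may be read as the set of labels of the covers inside $[X_\downarrow,X]$. To determine such sets we combine $T$ with its image under a symmetry. The reflection of the plane that exchanges right steps with down steps, $(x,y)\mapsto(-y,-x)$, maps $\lambda_+$ to itself, preserves kisses and exchanges left--down with above--right. So it induces an order-reversing involution $X\mapsto X^*$ of $L$. It exchanges $W\leftrightarrow N$, $E\leftrightarrow S$, $[i,o]\leftrightarrow[5-i,5-o]$, $R_2\leftrightarrow R_3$, $K_2\leftrightarrow K_3$, and acts on data by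
\[
w(X^*)=1-n(X),\quad n(X^*)=1-w(X),\quad e(X^*)=1-s(X),\quad s(X^*)=1-e(X),\quad r_l(X^*)=5-r_{4-l}(X).
\]
Since labels are kissing runs, the cover $V^*\lessdot U^*$ has the reflected label $\sigma^*$ if $U\lessdot V$ has label $\sigma$. Put
\[
\sigma\in T^*(X)\;:\Longleftrightarrow\;\sigma^*\in T(X^*)\;\Longleftrightarrow\;X\le\kappa_\sigma,\qquad\kappa_\sigma:=(j_{\sigma^*})^* .
\]
Explicitly, a leaf $W,N,E,S$ lies in $T^*(X)$ if and only if $w,n,e,s=0$, respectively, and $ab\in T^*(X)$ if and only if
\begin{equation}\label{eq:Tstar}
\begin{cases} r_{l(b)}\ge2\text{ and }w=0&\text{if }a=W,\\ r_{l(b)}\ge3&\text{if }a=0,\\ r_{l(b)}=4&\text{if }a=N,\end{cases}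
\qquad\text{and}\qquad s=0\text{ if }b=S .
\end{equation}
Comparing with \eqref{eq:T}, we see that $T(X)\cap T^*(X)=\emptyset$ for every $X$. By \eqref{eq:Torder}, $T$ is increasing and $T^*$ is decreasing.

\begin{lemma}\label{lem:interval}
Let $Z\le X$. The labels of the covers in $[Z,X]$ are exactly the elements of $T(X)\cap T^*(Z)$.
\end{lemma}

\begin{proof}
Let $Z\le U\lessdot V\le X$ with label $\sigma$. Then $\sigma\in T(V)\subseteq T(X)$ by Lemma \ref{lem:added}. Applied to $V^*\lessdot U^*$, the same lemma gives $\sigma^*\in T(U^*)$, so $\sigma\in T^*(U)\subseteq T^*(Z)$.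

Conversely let $\sigma\in T(X)\cap T^*(Z)$, so $j_\sigma\le X$ and $Z\le\kappa_\sigma$. Put $V=Z\vee j_\sigma$; then $V\le X$. Since $\sigma\in T(V)$, we have $\sigma\notin T^*(V)$, so $V\not\le\kappa_\sigma$ and $U_0:=V\wedge\kappa_\sigma$ satisfies $Z\le U_0<V$. Choose $U$ with $U_0\le U\lessdot V$, and let $\tau$ be its label. As $V\ge U\vee j_\sigma\ge Z\vee j_\sigma=V$, Lemma \ref{lem:j} gives $j_\tau\le j_\sigma$. Suppose $\tau\ne\sigma$. Then $j_\tau\le c$, where $c$ is the unique element covered by $j_\sigma$. The cover $c\lessdot j_\sigma$ has label $\sigma$, so $\sigma\in T^*(c)$ by the first part and $c\le\kappa_\sigma$. Hence $j_\tau\le V\wedge\kappa_\sigma=U_0\le U$, which contradicts $U\vee j_\tau=V$. So $\tau=\sigma$.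
\end{proof}

For $Z=Q$ we have $T^*(Q)=$ all labels, so $T(X)$ is indeed the set of labels below $X$.

\subsection{The shard intersection order}

We now describe $\psi(X)$ by the labels of the lower covers of $X$. Order the symbols by $W<0<N$ and $E<0<S$. Two distinct labels are called \emph{compatible} in the following cases: two leaves always; a leaf $\ell$ and $ab$ if $\ell\notin\{a,b\}$; $ab$ and $a'b'$ if they are strictly comparable in both coordinates, in the same direction. Let $\mathcal D$ be the set of sets of pairwise compatible labels. We write $D\in\mathcal D$ as $D=\Lambda\cup c$ with $\Lambda$ the leaves and $c$ the central labels, which form a chain that strictly increases in both coordinates. For a facet $X$ let $D(X)$ be the set of labels of the lower covers of $X$.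

\begin{lemma}\label{lem:D}
$X\mapsto D(X)$ is a bijection from the facets to $\mathcal D$.
\end{lemma}

\begin{proof}
By Lemma \ref{lem:flips} and \eqref{eq:adm}: $W\in D(X)$ iff $w=1$; $S\in D(X)$ iff $s=1$; $N\in D(X)$ iff $n=1$ and $3\notin r$; $E\in D(X)$ iff $e=1$ and $r_1=r_2$. A gap $g$ on which $r=i'$ can be lowered to the next row $i$ of $\Gamma$ if and only if $i'<4$ and $g$ is the last gap with value $i'$. We call this a \emph{corner} $(g;i',i)$ of $X$; its label consists of the types of $(i',i)$ and $g$.

From a corner to the next, the gap moves to the right, and $i_1\le i_2'$. For a fixed $\Gamma$ the types of the consecutive row pairs strictly increase, and so do those of the gaps. Hence the labels of the corners form a strictly increasing chain. If $W\in D(X)$, then row $2$ is not in $\Gamma$ and no corner label has $a=W$. If $N\in D(X)$, then $3\notin r$, no corner has $i'=3$, and no label has $a=N$. If $E\in D(X)$, then $\{1\}$ is a gap but not the last one for its value, and no label has $b=E$. If $S\in D(X)$, then column $3$ is not in $\Gamma$ and no label has $b=S$. So $D(X)\in\mathcal D$.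

\emph{Injectivity.} We have $X=\bigvee_{\sigma\in D(X)}j_\sigma$. Indeed each such $j_\sigma$ is $\le X$; if the join were smaller than $X$, it would lie below some $c\lessdot X$, with label $\sigma$ say, contradicting $c\vee j_\sigma=X$.

\emph{Counting.} By Lemma \ref{lem:facets} there are $\sum_{A,B}\binom{(3-|A|)+(3-|B|)}{3-|A|}$ facets. With $\alpha=3-|\Lambda\cap\{W,N\}|$ and $\beta=3-|\Lambda\cap\{E,S\}|$, there are $\alpha$ first and $\beta$ second symbols available for $c$, so $|\mathcal D|=\sum_\Lambda\sum_k\binom\alpha k\binom\beta k=\sum_\Lambda\binom{\alpha+\beta}{\alpha}$. The two sums agree.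
\end{proof}

Let $D=\Lambda\cup c$. For a first symbol put $\hat a=\{a\}$ if $a\ne0$ and $\hat0=\{0\}\cup(\Lambda\cap\{W,N\})$; for a second symbol put $\hat b=\{b\}$ if $b\neq0$ and $\hat0=\{0\}\cup(\Lambda\cap\{E,S\})$. Let
\[
\mathrm{cl}(D)=\Lambda\cup\bigcup_{ab\in c}\hat a\times\hat b .
\]
We call $\hat a\times\hat b$ the \emph{block} of $ab$. We shall show that $\psi(X)=\mathrm{cl}(D(X))$. First we determine $X_\downarrow$. Naively one lowers all flags of $\Lambda$ and all corners. But lowering $n$ deletes row $3$, so a corner lowered to row $3$ must continue to row $4$; and lowering $e$ merges the lines $1$ and $2$. (Lowering $w$ or $s$ only restores a row or a column, and forces nothing.)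

\begin{lemma}\label{lem:down}
Let $X\ne Q$ have data $(w,n,e,s;r)$ and $D(X)=\Lambda\cup c$. For a corner $(g;i',i)$ with $g=[o,o'-1]$ put $\bar\imath=4$ if $i=3$ and $N\in\Lambda$, and $\bar\imath=i$ otherwise; put $\bar g=g\cup\{1\}$ if $o=2$ and $E\in\Lambda$, and $\bar g=g$ otherwise. The sets $\bar g$ are disjoint and $r=i'$ on $\bar g$. The data of $Z=X_\downarrow$ are
\[
w_Z=s_Z=0,\qquad n_Z=\begin{cases}0&N\in\Lambda\\n&N\notin\Lambda,\end{cases}\qquad e_Z=\begin{cases}0&E\in\Lambda\\e&E\notin\Lambda,\end{cases}\qquad r^Z=\begin{cases}\bar\imath&\text{on each }\bar g\\ r&\text{elsewhere.}\end{cases}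
\]
\end{lemma}

\begin{proof}
We use four facts.
\begin{enumerate}
\item[(1)] The sets $\bar g$ are disjoint: if $E\in\Lambda$, then $e=1$, the gap containing $1$ is $\{1\}$, and it is not a corner gap.
\item[(2)] Successive corners satisfy $\bar\imath_1\le i_2'$. This is clear if $\bar\imath_1=i_1$. If $i_1=3$ and $N\in\Lambda$, then $3\notin r$, whereas a later corner would have $3\le i_2'<4$; so there is none.
\item[(3)] The line after $g$, if any, has $r\ge\bar\imath$: it has $r\ge i$, and if $i=3$ and $N\in\Lambda$, then $3\notin r$.
\item[(4)] $r=i'$ on $\bar g$, since $E\in\Lambda$ gives $r_1=r_2$.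
\end{enumerate}

\emph{The datum $Z$ is admissible.} It is weakly increasing: the line before $\bar g$ has $r^Z$-value $r\le i'$ or, by (2), a value $\bar\imath_1\le i'$; the line after has $r^Z\ge r\ge\bar\imath$ by (3). If $n_Z=0$, then $3\notin r^Z$: either $N\in\Lambda$, so $3\notin r$ and $\bar\imath\ne3$; or $n=0$, and row $3$ is not in $\Gamma$. If $e_Z=0$, then $r^Z_1=r^Z_2$. Indeed, if $e=0$, then $E\notin\Lambda$, $\bar g=g$, and every gap contains both or neither of $1,2$. If $E\in\Lambda$, then $r_1=r_2$, column $2$ is in $\Gamma$, and $\{1\}$ is not a corner gap; if now $2\in g$ for a corner, then $o=2$ and $1\in\bar g$, and otherwise $r^Z=r$ on the lines $1,2$.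

\emph{$Z$ is below every lower cover of $X$}: its flags are at most those of $X$ and vanish for $\Lambda$, and $r^Z\ge r$ with $r^Z=\bar\imath\ge i$ on corner gaps.

\emph{If $Y$ is below every lower cover of $X$, then $Y\le Z$.} We have $Y\le X$, so $w(Y)=s(Y)=0$, $n(Y)\le n_Z$, $e(Y)\le e_Z$, $r(Y)\ge r$, and $r(Y)\ge i$ on corner gaps. If $N\in\Lambda$ and $i=3$, then $n(Y)=0$, so $3\notin r(Y)$ and $r(Y)\ge4$ on $g$. If $E\in\Lambda$ and $o=2$, then $e(Y)=0$, so $r_1(Y)=r_2(Y)\ge\bar\imath$.
\end{proof}

\begin{proposition}\label{prop:psi}
$\psi(X)=\mathrm{cl}(D(X))$ for every facet $X$.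
\end{proposition}

\begin{proof}
For $X=Q$ both sides are empty. Let $X\ne Q$ and $Z=X_\downarrow$. By Lemma \ref{lem:interval}, $\psi(X)=T(X)\cap T^*(Z)$.

\emph{Leaves.} $W\in\psi(X)$ iff $w=1$ and $w_Z=0$, iff $W\in\Lambda$; the same holds for $S$. $N\in\psi(X)$ iff $n=1$ and $n_Z=0$, iff $N\in\Lambda$; the same holds for $E$.

\emph{Central labels.} Let $l=l(\beta)$. By \eqref{eq:T} and \eqref{eq:Tstar}, and since $w_Z=s_Z=0$, we have $\alpha\beta\in\psi(X)$ if and only if
\[
\begin{cases} r_l=1,\ r^Z_l\ge2&(\alpha=W)\\ r_l\le2,\ r^Z_l\ge3&(\alpha=0)\\ r_l\le3,\ n=1,\ r^Z_l=4&(\alpha=N)\end{cases}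
\qquad\text{and}\qquad e=1\text{ if }\beta=E .
\]
In each case $r_l<r^Z_l$, so $l\in\bar g$ for a unique corner $(g;i',i)$; and for $l\in\bar g$ we have $r_l=i'$, $r_l^Z=\bar\imath$. Hence it suffices to show, for every corner $(g;i',i)$ with label $ab$, that
\begin{itemize}
\item[(i)] the condition on the left, with $r_l=i'$ and $r_l^Z=\bar\imath$, says exactly that $\alpha\in\hat a$;
\item[(ii)] ``$l(\beta)\in\bar g$, and $e=1$ if $\beta=E$'' says exactly that $\beta\in\hat b$.
\end{itemize}

(i) For $\alpha=W$ the condition is $i'=1$. Then $i=2$ and $a=W$; or $i\ge3$, $a=0$, row $2$ is not in $\Gamma$, $w=1$ and $W\in\Lambda$. Conversely, $a=W$ gives $i'=1$, and $a=0$, $W\in\Lambda$ give $i'\le2$ and $i'\ne2$. For $\alpha=0$ the condition is $i'\le2$, $\bar\imath\ge3$, which means $a=0$, as $a=W$ has $\bar\imath=2$ and $a=N$ has $i'=3$. For $\alpha=N$ the condition is $n=1$, $\bar\imath=4$. It fails for $a=W$. It holds for $a=N$, where $(i',i)=(3,4)$ and row $3$ is in $\Gamma$. Let $a=0$. If $n=0$, the condition fails and $N\notin\Lambda$. If $n=1$, then row $3$ is in $\Gamma$, so $i=3$, and $\bar\imath=4$ iff $N\in\Lambda$.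

(ii) Let $\beta=E$. If $e=1$, then column $2$ is in $\Gamma$, and $1\in\bar g$ iff $g=\{1\}$, that is $b=E$, or $o=2$ and $E\in\Lambda$, in which case $b=0$. Conversely $b=E$ gives $g=\{1\}$ and $e=1$; and $b=0$, $E\in\Lambda$ give $e=1$, $2\in g$, hence $o=2$ and $1\in\bar g$. Let $\beta=0$: $2\in\bar g$ iff $2\in g$ iff $b=0$. Let $\beta=S$: $3\in\bar g$ iff $3\in g$. This holds if $b=S$, and fails if $b=E$. If $b=0$, then $2\in g$, and $3\in g$ iff column $3$ is not in $\Gamma$ iff $s=1$ iff $S\in\Lambda$.
\end{proof}

\begin{lemma}\label{lem:rank}
For $D,D'\in\mathcal D$: $\mathrm{cl}(D')\subseteq\mathrm{cl}(D)$ if and only if $D'\subseteq\mathrm{cl}(D)$. If $D'\subseteq\mathrm{cl}(D)$ and $D'\ne D$, then $|D'|<|D|$. Consequently $X\mapsto\psi(X)$ is injective and $\mathrm{rk}\,\psi(X)=|D(X)|$.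
\end{lemma}

\begin{proof}
Let $D'=\Lambda'\cup c'\subseteq\mathrm{cl}(D)$, so $\Lambda'\subseteq\Lambda$. Let $a'b'\in c'$ lie in the block $\hat a\times\hat b$ of $D$. If $a'=0$, then $a=0$, and $\hat a=\{0\}\cup(\Lambda\cap\{W,N\})\supseteq\{0\}\cup(\Lambda'\cap\{W,N\})$; the same applies to second symbols. So the block of $a'b'$ in $D'$ is contained in $\hat a\times\hat b$, and $\mathrm{cl}(D')\subseteq\mathrm{cl}(D)$. The converse holds because $D'\subseteq\mathrm{cl}(D')$.

Now let $D'\ne D$. The elements of $c'$ have distinct first and distinct second symbols, so a block with $a\ne0$ or $b\ne0$ contains at most one of them. Suppose $00\in c$ and its block contains $k\ge2$ elements of $c'$. At least $k-1$ of their first symbols and at least $k-1$ of their second symbols are leaves of $\Lambda$, and by compatibility in $D'$ these are not in $\Lambda'$. So $|\Lambda'|\le|\Lambda|-2(k-1)$ and $|c'|\le|c|+(k-1)$, whence $|D'|<|D|$. Otherwise each block contains at most one element of $c'$, so $|c'|\le|c|$ and $|\Lambda'|\le|\Lambda|$. If both were equalities, then $\Lambda'=\Lambda$ and each block would contain exactly one element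 of $c'$, whose symbols are not in $\Lambda$; this element is $ab$ itself, and $D'=D$, a contradiction.

If $\psi(X)=\psi(X')$, then $D(X)=D(X')$, since otherwise $|D(X)|<|D(X')|<|D(X)|$; so $X=X'$ by Lemma \ref{lem:D}. The function $\psi(X)\mapsto|D(X)|$ is strictly increasing on $\Psi$, is $0$ at the bottom $\emptyset$ and $5$ at the top, which belongs to $D=\{W,N,E,S,00\}$, whose closure consists of all $13$ labels. Since $\Psi$ is graded of rank $5$, every element lies on a maximal chain with $6$ elements, along which $|D|$ takes the values $0,\dots,5$.
\end{proof}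

So $\Psi$ is the set $\mathcal D$ with the order $D'\le D\iff D'\subseteq\mathrm{cl}(D)$, graded by $|D|$.

\subsection{The left side: counting covers}

\begin{proposition}\label{prop:161}
The coefficient of $xy^2$ on the left side of \eqref{eq:FM} is $161$.
\end{proposition}

\begin{proof}
By \eqref{eq:sides} the coefficient is $-\sum\mu(Y,X)$ over the pairs $Y<X$ of ranks $2$ and $3$. These are covers, with $\mu=-1$, so the coefficient is their number. By Lemma \ref{lem:rank} it is $\sum_{|D|=3}\pi(D)$, where $\pi(D)$ is the number of compatible pairs of labels in $\mathrm{cl}(D)$. The exchange of $W\leftrightarrow E$, $N\leftrightarrow S$ together with the two coordinates, and the exchange $W\leftrightarrow N$, $E\leftrightarrow S$, which reverses both orders, preserve compatibility and $\mathrm{cl}$. We write $p|q$ for a compatible pair.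
\begin{itemize}
\item $|\Lambda|=3$: $4$ sets, each with $\pi=3$. Total $12$.
\item $\Lambda=\{W,N\}$, $c=\{0b\}$, $b\in\{E,0,S\}$: the closure is $\{W,N,0b,Wb,Nb\}$, with the pairs $W|N$, $W|0b$, $N|0b$, $N|Wb$, $W|Nb$. So $\pi=5$, in total $15$; together with $\{E,S\}$: $30$.
\item $\Lambda=\{W,E\}$, total $17$; together with $\{N,S\}$: $34$. The cases are:
 \begin{itemize}
 \item[] $c=\{00\}$: $\{W,E,00,W0,0E,WE\}$; $W|E$, $W|00$, $E|00$, $W|0E$, $E|W0$, $00|WE$: $6$;
 \item[] $c=\{0S\}$: $\{W,E,0S,WS\}$; $W|E$, $W|0S$, $E|0S$, $E|WS$: $4$;
 \item[] $c=\{N0\}$: $\{W,E,N0,NE\}$; $W|E$, $W|N0$, $E|N0$, $W|NE$: $4$;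
 \item[] $c=\{NS\}$: $3$.
 \end{itemize}
\item $\Lambda=\{W,S\}$, total $17$; together with $\{N,E\}$: $34$. The cases are:
 \begin{itemize}
 \item[] $c=\{00\}$: $\{W,S,00,W0,0S,WS\}$; $W|S$, $W|00$, $S|00$, $W|0S$, $S|W0$, $W0|0S$: $6$;
 \item[] $c=\{0E\}$: $\{W,S,0E,WE\}$; $W|S$, $W|0E$, $S|0E$, $S|WE$: $4$;
 \item[] $c=\{N0\}$: $\{W,S,N0,NS\}$; $W|S$, $W|N0$, $S|N0$, $W|NS$: $4$;
 \item[] $c=\{NE\}$: $3$.
 \end{itemize}
\item $\Lambda=\{W\}$, $c=\{0b,Nb'\}$ with $b<b'$ ($3$ sets): the closure is $\{W,0b,Wb,Nb'\}$, with $W|0b$, $W|Nb'$, $0b|Nb'$, $Wb|Nb'$: $4$. Total $12$; for all four leaves $48$.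
\item $\Lambda=\emptyset$: $c=\{WE,00,NS\}$, $\pi=3$.
\end{itemize}
The sum is $12+30+34+34+48+3=161$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:plus}]
Propositions \ref{prop:160} and \ref{prop:161}.
\end{proof}

\subsection{A lopsided interval}\label{sec:lopsided}

Where does the discrepancy sit? Consider $Y=\{WE,NS\}$, of rank $2$: the horizontal and the vertical line through the center. We list all $D\in\mathcal D$ with $WE,NS\in\mathrm{cl}(D)$. If both lie in one block, it is the block of $00$ and $D=\{W,N,E,S,00\}$ is the top. Otherwise they lie in the blocks of two labels of $c$. The block of $p$ contains $WE$ if and only if $p$ is $WE$; or $0E$ with $W\in\Lambda$; or $W0$ with $E\in\Lambda$; or $00$ with $W,E\in\Lambda$. The analogous list for $NS$ is $NS$; $0S$ with $N\in\Lambda$; $N0$ with $S\in\Lambda$; $00$ with $N,S\in\Lambda$. Going through the pairs that are strictly comparable, one finds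
\begin{align*}
\text{rank }2:&\ \{WE,NS\};\\
\text{rank }3:&\ \{WE,00,NS\},\ \{N,WE,0S\},\ \{S,WE,N0\},\ \{W,0E,NS\},\ \{E,W0,NS\};\\
\text{rank }4:&\ \{N,S,WE,00\},\ \{W,E,00,NS\},\ \{W,S,0E,N0\},\ \{N,E,W0,0S\};\\
\text{rank }5:&\ \text{the top.}
\end{align*}
The interval above $Y$ has rank numbers $1,5,4,1$, which are not symmetric. Sections \ref{sec:wide}--\ref{sec:flow} explain why such an interval breaks \eqref{eq:FM}, why this one is lopsided, and for which shapes lopsided intervals exist.

\section{Wide subcategories and their cones}\label{sec:wide}

\subsection{Published inputs}\label{sec:inputs}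

Let $K$ be an algebraically closed field and $A$ a finite-dimensional $K$-algebra with simple modules $S_1,\dots,S_r$ and projective covers $P_1,\dots,P_r$. Recall that a $\tau$-rigid pair $(U,P)$ consists of a module $U$ with $\mathrm{Hom}(U,\tau U)=0$ and a projective $P$ with $\mathrm{Hom}(P,U)=0$; $|\cdot|$ counts indecomposable summands, which we take pairwise nonisomorphic, and $|(U,P)|=|U|+|P|$. The algebra is $\tau$-tilting finite if it has finitely many such basic pairs. They are then the faces of a simplicial complex $\Delta(A)$, and we denote faces by $G=(U,P)$. A full subcategory is \emph{wide} if it is closed under kernels, cokernels and extensions. Let $\mathcal W$ be the poset of wide subcategories of $\mathrm{mod}\,A$, ordered by inclusion, and $\mathrm{tors}\,A$ the lattice of torsion classes. For $\theta\in\mathbb R^r=(K_0(\mathrm{mod}\,A)\otimes\mathbb R)^*$ let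
\[
W_\theta=\{X:\theta(X)=0,\ \theta(X')\ge0\text{ for all quotients }X'\text{ of }X\}.
\]
For a module $X$, ${}^\perp X$ and $X^\perp$ denote the classes of modules without nonzero maps to, respectively from, $X$. We use the following for a $\tau$-tilting finite algebra $A$.

\begin{itemize}
\item[\textbf{(T1)}] \cite{AIR,DIJ,Asai} The $g$-vector cones of the faces form a complete simplicial fan $\Sigma$ in $\mathbb R^r$ with face complex $\Delta(A)$; the pair $(0,P_i)$ spans the ray of $-e_i$. We denote a face and its closed cone, of dimension $|G|$, by the same letter.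
\item[\textbf{(T2)}] \cite{Yur,BST,Jasso} $W_\theta$ is wide. For $\theta\in\operatorname{relint}G$, $G=(U,P)$, it equals $W_G:={}^\perp\tau U\cap U^\perp\cap P^\perp$, and it is equivalent to $\mathrm{mod}\,A'$ for a $\tau$-tilting finite algebra $A'$ with $r-|G|$ simple modules.
\item[\textbf{(T3)}] \cite{MS,Yur} Every wide subcategory is some $W_\theta$.
\item[\textbf{(T4)}] \cite{DIRRT,AP,Eno} If $L=\mathrm{tors}\,A$, then the poset $\Psi$ is isomorphic to $\mathcal W$.
\item[\textbf{(T5)}] \cite{PPP,BDMTY} Let $A_\lambda$ be the gentle algebra whose quiver has as vertices the interior vertices of $\lambda$ and an arrow $x\to y$ for $y$ immediately to the right of $x$ and an arrow $y\to x$ for $y$ immediately below $x$, with the relations that the composition of a horizontal and a vertical arrow is $0$. For $A=A_\lambda$ or $A=A_\lambda^{\mathrm{op}}$ there is an isomorphism $\Delta\cong\Delta(A)$ under which $L$ becomes $\mathrm{tors}\,A$. In particular the minimum $Q$ corresponds to $\{(0,P_1),\dots,(0,P_r)\}$.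
\end{itemize}

From now on $A$ is the algebra of (T5); it is $\tau$-tilting finite (see \S\ref{sec:modules}). By (T5), $F(x,y)=\sum_{(U,P)}x^{|U|}y^{|P|}$, and by (T4) the $M$-triangle is computed in $\mathcal W$. Which of $A_\lambda$, $A_\lambda^{\mathrm{op}}$ occurs is immaterial for us: $K$-duality identifies their wide subcategories and exchanges quotients with submodules, so it changes the cones $C_X$ defined below to $-C_X$. Our criteria involve only the number of faces of these cones, so we take $A=A_\lambda$ when we describe them. The \emph{rank} $\mathrm{rk}X$ of a wide subcategory $X$ is its number of simple objects; we show in Lemma \ref{lem:rk} that this is the rank in $\Psi$.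

\subsection{Modules over $A_\lambda$}\label{sec:modules}

Since $A_\lambda$ is gentle, its indecomposable modules are string and band modules \cite{BR}. A string may turn at a vertex $x$ only in certain ways. Two consecutive arrows in the same direction must both be horizontal or both be vertical. Two distinct arrows with common target $x$ lie on the edges of $x$ to the left and below, and two with common source $x$ on the edges above and to the right. So at each inner vertex of a string one of its edges is to the left or above, and the other is to the right or below. Hence strings are exactly the \emph{segments}: paths $s=(x_0,\dots,x_p)$ of interior vertices, $p\ge0$, with right and down steps. No segment visits a vertex twice, there are no bands, and $A_\lambda$ is representation-finite, in particular $\tau$-tilting finite; so is $A_\lambda^{\mathrm{op}}$. The indecomposables are the modules $B(s)$ with one basis vector for each vertex of $s$; the arrow on an edge of $s$ maps the basis vector of its source to that of its target, and all other arrows act as $0$.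

A right step is an arrow in the direction of the step, a down step is an arrow against it. So a run of consecutive vertices of $s$ is a \emph{quotient} of $s$ (spans a quotient module) if $s$ enters it from above or starts there, and exits it to the right or ends there; it is a \emph{submodule} of $s$ if $s$ enters it from the left or starts there, and exits it downward or ends there. By Crawley-Boevey's description of homomorphisms by graph maps,
\begin{equation}\label{eq:hom}
\mathrm{Hom}(B(s),B(t))\ne0\iff\text{some common run is a quotient of }s\text{ and a submodule of }t .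
\end{equation}
Such a run is a maximal common run. For $s=t$ it must be all of $s$, so each $B(s)$ is a brick. By a theorem of Ringel, the wide subcategories are the extension closures $\mathrm{Filt}$ of sets of pairwise Hom-orthogonal bricks, and these bricks are their simple objects.

Let $\theta\in\mathbb R^r$. For an edge $\varepsilon=(x,y)$ of $s$ let $p_s(\varepsilon)$ be the sum of $\theta$ over the vertices of $s$ up to and including $x$, and let $\theta(s)$ be the sum over all vertices of $s$. Then
\begin{equation}\label{eq:semistable}
B(s)\in W_\theta\iff\theta(s)=0,\quad p_s(\varepsilon)\ge0\text{ for horizontal }\varepsilon,\quad p_s(\varepsilon)\le0\text{ for vertical }\varepsilon .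
\end{equation}
The conditions are necessary, since the part of $s$ up to $x$ is a quotient if $\varepsilon$ is horizontal, and a submodule if $\varepsilon$ is vertical. They are sufficient: since $s$ visits no vertex twice, every quotient of $B(s)$ is spanned by basis vectors. So it is supported on a disjoint union of runs, each of which $s$ enters from above or starts with, and exits to the right or ends with. The value of $\theta$ on such a run is $p_s(\text{out})-p_s(\text{in})\ge0$, where ``in'' and ``out'' are the edges by which $s$ enters and exits, and the term for an absent edge is $0$.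

\subsection{The cones, and the square}

For a wide subcategory $X$ let
\[
C_X=\{\theta:X\subseteq W_\theta\}.
\]
It suffices to test the simple objects of $X$, since $W_\theta$ is wide. $C_X$ is a closed convex polyhedral cone and, since $W_\theta$ is constant on $\operatorname{relint}G$, a union of cones of $\Sigma$. Larger $X$ have smaller cones.

\begin{example}\label{ex:square}
Let $\lambda=\lambda_+$ and $Y=\mathrm{Filt}(B(W,C,E),B(N,C,S))$; its simple objects are the modules of the two interior paths $WE,NS$ of \S\ref{sec:lopsided}. The common run $(C)$ is neither a quotient nor a submodule of $(W,C,E)$, so the two bricks are Hom-orthogonal. By \eqref{eq:semistable}, $\theta\in C_Y$ says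
\[
\theta_W\ge0,\quad\theta_W+\theta_C\ge0,\quad\theta_W+\theta_C+\theta_E=0,\qquad \theta_N\le0,\quad\theta_N+\theta_C\le0,\quad\theta_N+\theta_C+\theta_S=0 .
\]
Put $z_W=\theta_W$, $z_N=-\theta_N$, $z_E=\theta_W+\theta_C=-\theta_E$, $z_S=-\theta_N-\theta_C=\theta_S$. Then
\[
C_Y\cong\{z_W,z_N,z_E,z_S\ge0:\ z_W+z_N=z_E+z_S\}:
\]
what flows into $C$ from $W$ and $N$ flows out to $E$ and $S$. A unit of flow is a pair of independent choices, of how it is distributed between $W,N$ and between $E,S$. So $C_Y$ is the cone over a square, whose corners are the four routes $W\to S$, $W\to E$, $N\to S$, $N\to E$ (Figure \ref{fig:square}).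

By (T3) the wide subcategories that contain $Y$ are the $W_\theta$ with $\theta\in C_Y$. Write $ab$ also for the module of the interior path $ab$. By \eqref{eq:semistable}, for $\theta\in C_Y$ the simple module at a leaf $x$ lies in $W_\theta$ iff $z_x=0$; the modules $0E,W0,0S,N0$ do so iff $z_W,z_E,z_N,z_S=0$, respectively; $00$ does so iff $\theta_C=0$, that is $z_W=z_E$; and $WS,NE$ do so only for $\theta=0$. So $W_\theta$ is constant on the pieces of Figure \ref{fig:square}. It is $Y$ inside the two triangles. On the sides $z_N=0$, $z_S=0$, $z_W=0$, $z_E=0$ its simple objects are $\{N,WE,0S\}$, $\{S,WE,N0\}$, $\{W,0E,NS\}$, $\{E,W0,NS\}$, and on the diagonal $\{WE,00,NS\}$. The four corners give subcategories of rank $4$. So the rank numbers $1,5,4,1$ are visible: a square that is triangulated without new vertices has $5$ edges and $4$ vertices. A triangle would give $1,3,3,1$.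
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1,every node/.style={font=\small}]
\draw (0,0)--(1,0)--(1,1)--(0,1)--cycle;
\draw[thick] (0,1)--(1,0);
\foreach \p in {(0,0),(1,0),(1,1),(0,1)} \fill \p circle (.03);
\node[below left] at (0,0) {$W\to S$};
\node[below right] at (1,0) {$N\to S$};
\node[above left] at (0,1) {$W\to E$};
\node[above right] at (1,1) {$N\to E$};
\node[left] at (0,.5) {$z_N=0$};
\node[right] at (1,.5) {$z_W=0$};
\node[below] at (.5,0) {$z_E=0$};
\node[above] at (.5,1) {$z_S=0$};
\node at (.68,.62) {$\theta_C=0$};
\end{tikzpicture}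
\caption{The cross-section of the cone of unit flows from $\{W,N\}$ through $C$ to $\{E,S\}$. Its corners are the four routes. The five segments are the cones of the five elements of rank $3$ above $Y$, the corners are the cones of the four elements of rank $4$.}\label{fig:square}
\end{figure}

The rest of this section prepares the comparison of intervals of $\mathcal W$ with such subdivided cones. Everything in it except the last statement of Lemma \ref{lem:rk} holds for every $\tau$-tilting finite algebra.

\subsection{Localization}

Near a point of $\operatorname{relint}G$, the stability conditions on $\mathrm{mod}\,A$ look like those on the smaller module category $W_G$.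

\begin{lemma}\label{lem:local}
\textup{(a)} If $G\subseteq G'$, then $W_{G'}\subseteq W_G$.

\textup{(b)} Let $\theta\in\operatorname{relint}G$ and $\theta+\varepsilon\eta\in\operatorname{relint}G'$ for all small $\varepsilon>0$. Then $G\subseteq G'$, and $W_{G'}$ is the category $(W_G)_\eta$ of $\eta$-semistable objects of the abelian category $W_G$.

\textup{(c)} $\operatorname{span}G$ is the annihilator $\mathrm{ann}(W_G)$. The classes of the $r-|G|$ simple objects of $W_G$ are linearly independent. For every wide $X$, $\dim C_X=r-\mathrm{rk}X$.
\end{lemma}

\begin{proof}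
(a) The conditions defining $W_\theta$ are closed in $\theta$. (b) Letting $\varepsilon\to0$ gives $\theta\in G'$, so $G$ is a face of $G'$ and $W_{G'}\subseteq W_G$. Let $X\in W_G$. There are finitely many dimension vectors of quotients $X'$ of $X$. Those with $\theta(X')>0$ impose no condition for small $\varepsilon$. If $\theta(X')=0$, then $X'\in W_\theta=W_G$, since the quotients of $X'$ are quotients of $X$; so these $X'$ are exactly the quotients of $X$ in $W_G$.

(c) For $\theta\in G$ we have $W_G\subseteq W_\theta$ as in (a), so $\operatorname{span}G\subseteq\mathrm{ann}(W_G)$. Let $\eta\in\mathrm{ann}(W_G)$. Then $(W_G)_\eta=W_G$, and (b) gives $W_{G'}=W_G$ for the cone $G'\supseteq G$ into which $\eta$ points from $\theta\in\operatorname{relint}G$. Comparing numbers of simple objects, $|G'|=|G|$, so $G'=G$ and $\eta\in\operatorname{span}G$. Hence $\dim\mathrm{ann}(W_G)=|G|=r-\mathrm{rk}W_G$, which is the linear independence. Finally, $X=W_G$ for some $G$ by (T3), and $G\subseteq C_X\subseteq\mathrm{ann}(X)=\operatorname{span}G$.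
\end{proof}

\begin{lemma}\label{lem:rk}
If $X\subseteq X'$ are wide, then $\mathrm{rk}X\le\mathrm{rk}X'$, with equality only if $X=X'$. The function $\mathrm{rk}$ is the rank function of $\mathcal W\cong\Psi$.
\end{lemma}

\begin{proof}
By (T2) and (T3), $X'\simeq\mathrm{mod}\,A'$ with $A'$ $\tau$-tilting finite, and $X$ is a wide subcategory of it. By (T3) for $A'$, $X=(X')_\eta$, and by (T2) its rank is $\mathrm{rk}X'$ minus the dimension of the cone of the fan of $A'$ with $\eta$ in its relative interior. So $\mathrm{rk}X\le\mathrm{rk}X'$; if the ranks are equal, this cone is zero, $\eta=0$ and $X=X'$. Hence $\mathrm{rk}$ is strictly monotone, from $0$ to $r$. As $\Psi$ is graded of rank $r$, it takes the values $0,1,\dots,r$ along each maximal chain.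
\end{proof}

Let $X\subseteq W_G$. Then $G\subseteq C_X$, and we consider the \emph{tangent cone}
\[
C_X^G=(C_X+\operatorname{span}G)/\operatorname{span}G\ \subseteq\ \mathbb R^r/\operatorname{span}G=(K_0(W_G)\otimes\mathbb R)^* .
\]
Let $\theta\in\operatorname{relint}G$. The vectors $\eta$ with $\theta+\varepsilon\eta\in C_X$ for small $\varepsilon>0$ form the cone $C_X+\mathbb R\theta$, since $C_X$ is polyhedral. This cone contains $\operatorname{span}G$, so it equals $C_X+\operatorname{span}G$. Hence by Lemma \ref{lem:local}(b), $C_X^G=\{\eta:X\subseteq(W_G)_\eta\}$. The star of $G$ projects to a complete simplicial fan in the quotient, and $C_X^G$ is the union of the images of the $G'\supseteq G$ with $G'\subseteq C_X$. Its dimension is $r-|G|-\mathrm{rk}X$, since $\operatorname{span}G\subseteq\operatorname{span}C_X$.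

\begin{lemma}\label{lem:lineal}
Let $X\subseteq W_G$, and let $S$ be the set of simple objects of $W_G$ that are composition factors \textup{(}in $W_G$\textup{)} of objects of $X$. The lineality space of $C_X^G$ is $\mathrm{ann}(S)$, of dimension $r-|G|-|S|$. The cone $C_X^G$ is a linear space if and only if $X=\mathrm{Filt}(S)$.
\end{lemma}

\begin{proof}
If $\pm\eta\in C_X^G$, then $\eta$ vanishes on the quotients in $W_G$ of the objects of $X$, hence on their subobjects, subquotients and composition factors. Conversely, if $\eta\in\mathrm{ann}(S)$, it vanishes on all these quotients. The dimension follows from Lemma \ref{lem:local}(c). So $C_X^G$ is linear if and only if $\mathrm{rk}X=|S|$. Now $\mathrm{Filt}(S)$ is wide of rank $|S|$ and contains $X$, so by Lemma \ref{lem:rk} this means $X=\mathrm{Filt}(S)$.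
\end{proof}

\section{The identity and the intervals of $\mathcal W$}\label{sec:intervals}

\subsection{Euler characteristics of tangent cones}

For a finite disjoint union $U$ of relatively open polyhedral cones let $\chi(U)=\sum(-1)^{\dim}$ over these cones. This is the combinatorial Euler characteristic (with compact supports); it does not depend on the subdivision. It is $(-1)^{\dim}$ for a linear space and for a relatively open convex cone. It is $0$ for a closed convex cone that is not linear: modulo lineality, the apex contributes $1$, and the rest, the product of a nonempty polytope with an open half-line, contributes $-1$.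

The images of the relatively open cones $\operatorname{relint}G'$, $G\subseteq G'\subseteq C_X$, partition $C_X^G$ and have dimension $|G'|-|G|$. So by Lemma \ref{lem:lineal}, for $X\subseteq W_G$,
\begin{equation}\label{eq:euler}
\sum_{G\subseteq G'\subseteq C_X}(-1)^{|G'|-|G|}=\chi(C_X^G)=\begin{cases}(-1)^{r-|G|-|S|}&\text{if }X=\mathrm{Filt}(S)\text{ for a set }S\text{ of simples of }W_G,\\0&\text{otherwise.}\end{cases}
\end{equation}

\subsection{Counting intervals}

For $Y\subseteq W_G$ let
\[
w(Y,G)=\sum_{Y\subseteq X\subseteq W_G}q^{\mathrm{rk}X-\mathrm{rk}Y}.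
\]
By (T3), these are the rank generating functions of all intervals of $\mathcal W$. We want to count instead the cones of $\Sigma$ in $C_Y$. Every face of $C_Y$ is a union of cones of $\Sigma$. For $G'\subseteq C_Y$ the \emph{carrier} of $G'$ is the smallest face of $C_Y$ that contains $G'$; $\operatorname{relint}G'$ lies in its relative interior. Let $\operatorname{car}(G')$ be its dimension, and put
\[
R(Y,G)=\sum_{G\subseteq G'\subseteq C_Y}q^{|G'|-|G|}(1-q)^{\operatorname{car}(G')-|G'|}.
\]
For the zero subcategory $Y=0$ we have $C_Y=\mathbb R^r$ and $\operatorname{car}=r$, and for the zero cone $G=0$ we get the $h$-polynomial $R(0,0)$ of $\Delta(A)$. In general, cones in the boundary of $C_Y$ get a smaller power of $1-q$. The definition is made so that the alternating sum of the $R(Y,G')$ depends only on the faces of $C_Y$, as we now see. We call a cone \emph{simplicial} if it is simplicial modulo its lineality space.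

\begin{lemma}\label{lem:wR}
Let $Y\subseteq W_G$, let $S$ be the set of composition factors in $W_G$ of the objects of $Y$, and put $s=r-|G|-|S|$, $d=|S|-\mathrm{rk}Y$; so $C_Y^G$ has lineality dimension $s$ and dimension $s+d$. Then
\begin{align}
\sum_{G\subseteq G'\subseteq C_Y}(-1)^{|G'|-|G|}\,w(Y,G')&=q^d(q-1)^s,\label{eq:altw}\\
\sum_{G\subseteq G'\subseteq C_Y}(-1)^{|G'|-|G|}\,R(Y,G')&=\sum_{\Phi\supseteq G}(q-1)^{\dim\Phi-|G|},\label{eq:altR}
\end{align}
where $\Phi$ runs over the faces of $C_Y$ that contain $G$. If $C_Y^G$ is simplicial, then $w(Y,G)=R(Y,G)$.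
\end{lemma}

\begin{proof}
Exchange the sums in \eqref{eq:altw}. For $X\supseteq Y$ the condition $X\subseteq W_{G'}$ means $G'\subseteq C_X$, and implies $G'\subseteq C_Y$. So by \eqref{eq:euler} the left side is $\sum_{Y\subseteq X\subseteq W_G}q^{\mathrm{rk}X-\mathrm{rk}Y}\chi(C_X^G)$, and only the $X=\mathrm{Filt}(S\cup J)$ contribute, with $J$ a set of simples of $W_G$ outside $S$. There are $s$ simples outside $S$, so we get
\[
\sum_{J}q^{|S|+|J|-\mathrm{rk}Y}(-1)^{s-|J|}=q^d(q-1)^s .
\]

In \eqref{eq:altR} write $R(Y,G')$ as a sum over $G''\supseteq G'$ and sum first over $G'$: since $\sum_{G\subseteq G'\subseteq G''}(-1)^{|G'|-|G|}q^{|G''|-|G'|}=(q-1)^{|G''|-|G|}$, the left side is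
\[
\sum_{G\subseteq G''\subseteq C_Y}(q-1)^{|G''|-|G|}(1-q)^{\operatorname{car}(G'')-|G''|}=\sum_{G\subseteq G''\subseteq C_Y}(-1)^{|G''|-|G|}(1-q)^{\operatorname{car}(G'')-|G|}.
\]
Group the $G''$ by their carrier $\Phi$. The relative interiors of the images of those with carrier $\Phi$ partition the relative interior of the tangent cone of $\Phi$ at $G$, a relatively open convex cone of dimension $\dim\Phi-|G|$. So their signs add up to $(-1)^{\dim\Phi-|G|}$, which gives \eqref{eq:altR}.

The faces $\Phi\supseteq G$ of $C_Y$ correspond to the faces of $C_Y^G$, with dimensions lowered by $|G|$. If $C_Y^G$ is simplicial, there are $\binom di$ of dimension $s+i$, and the right side of \eqref{eq:altR} is $(q-1)^s\sum_i\binom di(q-1)^i=q^d(q-1)^s$, as in \eqref{eq:altw}. Tangent cones of simplicial cones are simplicial, so the last claim follows by descending induction on $|G|$: all terms with $G'\ne G$ agree, hence so do those with $G'=G$.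
\end{proof}

\begin{corollary}\label{cor:h}
For every $G$,
$\displaystyle\sum_{Y\subseteq W_G}q^{\mathrm{rk}Y}=\sum_{G'\supseteq G}q^{|G'|-|G|}(1-q)^{r-|G'|}$. In particular the rank sizes of $\Psi$ form the $h$-vector of $\Delta$.
\end{corollary}

\begin{proof}
Apply Lemma \ref{lem:wR} to the zero subcategory of $W_G$; its cone $C_0=\mathbb R^r$ is linear. For $G=0$ the right side is the $h$-polynomial of $\Delta(A)\cong\Delta$.
\end{proof}

\begin{lemma}\label{lem:pal}
If $C_Y^G$ is simplicial of dimension $D$, then $q^DR(Y,G)(1/q)=R(Y,G)(q)$.
\end{lemma}

\begin{proof}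
Everything depends only on $C_Y^G$ and its subdivision, so we pass to the quotient and assume $G=0$. By grouping according to carriers,
\begin{equation}\label{eq:Rinv}
q^DR(1/q)=\sum_{G''\subseteq C_Y}q^{D-\operatorname{car}(G'')}(q-1)^{\operatorname{car}(G'')-|G''|}=\sum_\Phi q^{D-\dim\Phi}\sum_{G''\text{ interior to }\Phi}(q-1)^{\dim\Phi-|G''|},
\end{equation}
where $G''$ is interior to the face $\Phi$ if its carrier is $\Phi$. Fix $\Phi$, of dimension $m$. For every $G'\subseteq\Phi$ the interior $G''\supseteq G'$ partition the relative interior of the tangent cone of $\Phi$ at $G'$, so $\sum_{G''}(-1)^{m-|G''|}=1$. Also $\sum_{G'\subseteq G''}q^{|G'|}(1-q)^{|G''|-|G'|}=1$, because $G''$ is a simplicial cone. Hence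
\begin{align*}
\sum_{G'\subseteq\Phi}q^{|G'|}(1-q)^{m-|G'|}
&=\sum_{G''\text{ interior to }\Phi}(-1)^{m-|G''|}(1-q)^{m-|G''|}\sum_{G'\subseteq G''}q^{|G'|}(1-q)^{|G''|-|G'|}\\
&=\sum_{G''\text{ interior to }\Phi}(q-1)^{m-|G''|}.
\end{align*}
Inserting this in \eqref{eq:Rinv} and exchanging sums gives
\[
q^DR(1/q)=\sum_{G'\subseteq C_Y}q^{|G'|}\sum_{\Phi\supseteq G'}q^{D-\dim\Phi}(1-q)^{\dim\Phi-|G'|}.
\]
In a simplicial cone the faces $\Phi\supseteq G'$ form a Boolean lattice of rank $D-\operatorname{car}(G')$, so the inner sum is $(1-q)^{\operatorname{car}(G')-|G'|}\bigl(q+(1-q)\bigr)^{D-\operatorname{car}(G')}=(1-q)^{\operatorname{car}(G')-|G'|}$.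
\end{proof}

Simpliciality was used twice, in the face numbers of $C_Y^G$ and in the Boolean lattice; for the square of Example \ref{ex:square} both steps fail.

\subsection{The two sides of the identity}

Write $\mathbf1=\mathrm{mod}\,A$ for the top of $\mathcal W$, and for $Y\in\mathcal W$ put
\[
a_Y(t)=\sum_{Z\supseteq Y}\mu(Z,\mathbf1)\,(-t)^{r-\mathrm{rk}Z},\qquad b_Y(t)=\sum_{X\supseteq Y}\mu(Y,X)\,(-t)^{\mathrm{rk}X-\mathrm{rk}Y}.
\]

\begin{lemma}\label{lem:mu}
$\mu(Z,\mathbf1)=(-1)^{r-\mathrm{rk}Z}N^+(Z)$, where $N^+(Z)$ is the number of faces $(U,0)$ with $W_{(U,0)}=Z$.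
\end{lemma}

\begin{proof}
For $X\in\mathcal W$ put $h(X)=\sum_{(U,0)\subseteq C_X}(-1)^{|U|}$. Since $(U,0)\subseteq C_X$ means $X\subseteq W_{(U,0)}$, and $|U|=r-\mathrm{rk}W_{(U,0)}$, we have $h(X)=\sum_{Z\supseteq X}(-1)^{r-\mathrm{rk}Z}N^+(Z)$. By M\"obius inversion it suffices to show $h(\mathbf1)=1$ and $h(X)=0$ for $X\ne\mathbf1$.

For $J\subseteq[r]$ let $N_J$ be the face with the summands $(0,P_j)$, $j\in J$. Then $W_{N_J}$ consists of the modules without composition factors $S_j$, $j\in J$. By inclusion--exclusion
\[
h(X)=\sum_{J\subseteq[r]}(-1)^{|J|}\sum_{N_J\subseteq G\subseteq C_X}(-1)^{|G|}.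
\]
Let $S$ be the set of composition factors of objects of $X$. The inner sum is empty unless $X\subseteq W_{N_J}$, that is, $J$ avoids the indices of $S$. In this case it is $(-1)^{|J|}\chi(C_X^{N_J})$, and by \eqref{eq:euler} it vanishes unless $X=\mathrm{Filt}(S)$, when it equals $(-1)^{|J|}(-1)^{r-|J|-|S|}$. So $h(X)=0$ if $X\ne\mathrm{Filt}(S)$; otherwise $h(X)=\sum_J(-1)^{r-|J|-|S|}$ over all subsets $J$ of a set with $r-|S|$ elements, which is $1$ if $|S|=r$, that is $X=\mathbf1$, and $0$ otherwise.
\end{proof}

\begin{proposition}\label{prop:diff}
The left side of \eqref{eq:FM} is $\sum_{Y\in\mathcal W}y^{\mathrm{rk}Y}b_Y(x)$, and the right side is $\sum_{Y\in\mathcal W}y^{\mathrm{rk}Y}a_Y(x)$.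
\end{proposition}

\begin{proof}
The first statement is \eqref{eq:sides}. The right side of \eqref{eq:FM} is $\sum_{(U,P)}(x+y)^{|U|}y^{|P|}(1-y)^{r-|U|-|P|}$. Expand $(x+y)^{|U|}$ over the direct summands $U'$ of $U$ and write $G=(U,P)\supseteq(U',0)$:
\[
\sum_{(U',0)}x^{|U'|}\sum_{G\supseteq(U',0)}y^{|G|-|U'|}(1-y)^{r-|G|}=\sum_{(U',0)}x^{|U'|}\sum_{Y\subseteq W_{(U',0)}}y^{\mathrm{rk}Y}=\sum_Yy^{\mathrm{rk}Y}\sum_{Z\supseteq Y}N^+(Z)\,x^{r-\mathrm{rk}Z},
\]
by Corollary \ref{cor:h}. By Lemma \ref{lem:mu} the last inner sum is $a_Y(x)$.
\end{proof}

\begin{proposition}\label{prop:A}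
If all cones $C_Y$ are simplicial, then \eqref{eq:FM} holds.
\end{proposition}

\begin{proof}
Let $Y\subseteq Z=W_G$. The tangent cone $C_Y^G$ is simplicial, of dimension $r-|G|-\mathrm{rk}Y=\mathrm{rk}Z-\mathrm{rk}Y$. So by Lemmas \ref{lem:wR} and \ref{lem:pal} the interval $[Y,Z]$ is rank-symmetric. In the incidence algebra of $\mathcal W$, with product $(fg)(Y,Z)=\sum_{Y\subseteq X\subseteq Z}f(Y,X)g(X,Z)$, let $\zeta(Y,Z)=1$ and $\zeta_q(Y,Z)=q^{\mathrm{rk}Z-\mathrm{rk}Y}$ for $Y\subseteq Z$. The inverse of $\zeta_q$ is $\mu_q(Y,Z)=q^{\mathrm{rk}Z-\mathrm{rk}Y}\mu(Y,Z)$. Rank symmetry of all intervals says $\zeta\zeta_q=\zeta_q\zeta$. Hence $\zeta\mu_{-t}=\mu_{-t}\zeta$, and at $(Y,\mathbf1)$ this reads $a_Y(t)=b_Y(t)$. Now use Proposition \ref{prop:diff}.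
\end{proof}

\begin{proposition}\label{prop:B}
The coefficient of $xy^{r-3}$ in the left side minus the right side of \eqref{eq:FM} is
\[
\sum_Y(m(Y)-3),
\]
over the $Y\in\mathcal W$ of rank $r-3$ for which $C_Y$ is not simplicial. For these $Y$ the cone $C_Y$ is pointed of dimension $3$, and $m(Y)\ge4$ is its number of extreme rays.
\end{proposition}

\begin{proof}
Let $\mathrm{rk}Y=r-3$, and let $w_i$ be the number of $X\supseteq Y$ of rank $r-3+i$. Since $\mu=-1$ on covers, the linear coefficient of $b_Y$ is $w_1$ and that of $a_Y$ is $w_2$. So by Proposition \ref{prop:diff} the difference is $\sum_Y(w_1-w_2)$ over all $Y$ of rank $r-3$.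

If $C_Y$ is simplicial, then $w_1=w_2$ by Lemmas \ref{lem:wR} and \ref{lem:pal} with $G=0$. Let $C_Y$ be not simplicial. It has dimension $3$, and pointed cones of dimension $\le2$ are simplicial, so $C_Y$ is pointed; it has $m\ge4$ extreme rays and $m$ two-dimensional faces. For $0\ne G\subseteq C_Y$ the tangent cone $C_Y^G$ has dimension $\le2$, so it is simplicial and $w(Y,G)=R(Y,G)$. We subtract \eqref{eq:altR} from \eqref{eq:altw} for $G=0$, where $s=0$ and $d=3$:
\[
w(Y,0)-R(Y,0)=q^3-\bigl(1+m(q-1)+m(q-1)^2+(q-1)^3\bigr)=(m-3)(q-q^2).
\]
In $R(Y,0)$ the zero cone contributes $1$, as its carrier has dimension $0$, each ray of $\Sigma$ in $C_Y$ contributes $q$ to the linear term, and the other cones contribute multiples of $q^2$. So $w_1=v+m-3$, where $v$ is the number of rays of $\Sigma$ in $C_Y$.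

On the other hand $w_2=v$. If $Z\supseteq Y$ has rank $r-1$, then $C_Z\subseteq C_Y$ is pointed of dimension $1$ and a union of cones of $\Sigma$, so it is a ray $\rho$ of $\Sigma$; and $Z\subseteq W_\rho$ have equal rank, so $Z=W_\rho$. Conversely, for each ray $\rho\subseteq C_Y$ the category $W_\rho\supseteq Y$ has rank $r-1$ and $C_{W_\rho}=\rho$. Hence $w_1-w_2=m-3$.
\end{proof}

So Theorem \ref{thm:class} becomes a statement about the shapes of the cones $C_Y$.

\section{The cones are flow cones}\label{sec:flow}

Now $A=A_\lambda$; as explained in \S\ref{sec:inputs}, for $A_\lambda^{\mathrm{op}}$ the cones are the negatives of those studied here. Let $Y\in\mathcal W$ have simple objects $B(s_1),\dots,B(s_m)$. Let $V$ and $E$ be the sets of vertices and edges that occur in the segments $s_j$, and let $\mathcal S_x$ and $\mathcal S_\varepsilon$ be the sets of those $s_j$ that pass through a vertex $x$, respectively an edge $\varepsilon$. By \eqref{eq:semistable}, $C_Y$ is defined by $\theta(s_j)=0$ for all $j$ and one inequality for each pair of a segment $s_j$ and an edge of it. Many of these inequalities are redundant; we shall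 find that only one of them matters for each edge, and that the resulting numbers $z_\varepsilon\ge0$ obey a conservation law, as in Example \ref{ex:square}.

\subsection{The order of the segments at a vertex}

Let $s\ne t$ in $\mathcal S_x$, with maximal common run $c\ni x$. At the beginning of $c$ each of $s,t$ enters from the left, starts, or enters from above; we order these as
\[
\text{left}<\text{start}<\text{above},
\]
and let $\mathrm{back}(s,t)$ be $+$, $-$ or $0$ according as $s$ comes before $t$, after $t$, or both start. Likewise at the end of $c$ we order right $<$ end $<$ down and define $\mathrm{fwd}(s,t)\in\{+,-,0\}$. By maximality of $c$ no other ties occur. By \eqref{eq:hom}, the run $c$ yields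
\begin{align*}
\text{a nonzero map }B(t)\to B(s)&\iff\mathrm{back}(s,t)\in\{+,0\}\text{ and }\mathrm{fwd}(s,t)\in\{-,0\},\\
\text{a nonzero map }B(s)\to B(t)&\iff\mathrm{back}(s,t)\in\{-,0\}\text{ and }\mathrm{fwd}(s,t)\in\{+,0\}.
\end{align*}
So Hom-orthogonality means exactly that $\mathrm{back}(s,t)=\mathrm{fwd}(s,t)\ne0$ for every maximal common run. Put $s<_xt$ if this sign is $+$. This is the lexicographic order of the words that describe the segments read backward from $x$, and also that of the words read forward; so it is a total order on $\mathcal S_x$. In $<_x$ the segments entering $x$ from the left come first, then at most one that starts at $x$, then those entering from above; and also: first those leaving to the right, then at most one that ends at $x$, then those leaving downward. Hence for $\varepsilon=(x,y)\in E$ the set $\mathcal S_\varepsilon$ is a block of consecutive elements both for $<_x$ and for $<_y$, with the same order, which we also denote by $<$.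

\subsection{One inequality per edge}

For $\theta\in\mathrm{ann}(Y)$ put
\[
z_\varepsilon=p_{\max\mathcal S_\varepsilon}(\varepsilon)\ \text{ for horizontal }\varepsilon,\qquad z_\varepsilon=-p_{\min\mathcal S_\varepsilon}(\varepsilon)\ \text{ for vertical }\varepsilon .
\]

\begin{lemma}\label{lem:binding}
For $\theta\in\mathrm{ann}(Y)$: $\theta\in C_Y$ if and only if $z_\varepsilon\ge0$ for all $\varepsilon\in E$.
\end{lemma}

\begin{proof}
By \eqref{eq:semistable} the conditions $z_\varepsilon\ge0$ are among those defining $C_Y$. Conversely let all $z_\varepsilon\ge0$. We prove the inequalities \eqref{eq:semistable} for all segments through $\varepsilon$ by induction in the down-right direction. Let $s<t$ in $\mathcal S_\varepsilon$. As $\mathrm{back}(s,t)=+$, their common run through $\varepsilon$ is entered by $s$ through a horizontal edge $\mathrm{in}_s$ or not at all, and by $t$ through a vertical edge $\mathrm{in}_t$ or not at all. From the beginning of the run on, $s$ and $t$ collect the same values of $\theta$. So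
\[
p_s(\varepsilon)-p_t(\varepsilon)=p_s(\mathrm{in}_s)-p_t(\mathrm{in}_t)\ge0
\]
by induction, where absent terms are $0$. Hence $p_s(\varepsilon)$ decreases weakly along $\mathcal S_\varepsilon$. If $\varepsilon$ is horizontal, all $p_s(\varepsilon)\ge z_\varepsilon\ge0$; if it is vertical, all $p_s(\varepsilon)\le-z_\varepsilon\le0$.
\end{proof}

\subsection{Nodes and conservation}

Let $s<_xt$ be consecutive in $\mathcal S_x$, and $c$ their maximal common run through $x$. For each edge $\varepsilon$ of $c$ the set $\mathcal S_\varepsilon$ is a block at both ends of $\varepsilon$, with the same order. So $s,t$ are consecutive at every vertex and on every edge of $c$. We call the triple $\nu=(c;s,t)$ a \emph{node}. A node with $k+1$ vertices accounts for $k+1$ consecutive pairs at vertices and for $k$ consecutive pairs on edges, and each consecutive pair at a vertex or on an edge belongs to exactly one node. So the set $\mathcal N$ of nodes satisfies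
\begin{equation}\label{eq:N}
|\mathcal N|=\sum_{x\in V}(|\mathcal S_x|-1)-\sum_{\varepsilon\in E}(|\mathcal S_\varepsilon|-1)=m-|V|+|E|,
\end{equation}
because each segment has one more vertex than edges. The \emph{in-edges} of $\nu$ are the edges $\mathrm{in}_s$ (horizontal) and $\mathrm{in}_t$ (vertical) through which $s$ and $t$ enter $c$, and the \emph{out-edges} are the edges $\mathrm{out}_s$ (horizontal) and $\mathrm{out}_t$ (vertical) through which they leave it, as far as these exist. The directions are as stated because $\mathrm{back}=\mathrm{fwd}=+$, and since these signs are not $0$, there is at least one in-edge and at least one out-edge.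

If $\mathrm{in}_s$ exists, then $\mathcal S_{\mathrm{in}_s}$ is the block of the segments that enter $c$ from the left. The successor $t$ of $s$ is not in it, so $s$ is its maximum, and $p_s(\mathrm{in}_s)=z_{\mathrm{in}_s}$. In the same way $t$ is the minimum of $\mathcal S_{\mathrm{in}_t}$, so $p_t(\mathrm{in}_t)=-z_{\mathrm{in}_t}$, and similarly $p_s(\mathrm{out}_s)=z_{\mathrm{out}_s}$ and $p_t(\mathrm{out}_t)=-z_{\mathrm{out}_t}$. Since $\theta(s)=\theta(t)=0$, the sum of $\theta$ over $c$ is $p_s(\mathrm{out}_s)-p_s(\mathrm{in}_s)=p_t(\mathrm{out}_t)-p_t(\mathrm{in}_t)$, absent terms being $0$. Hence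
\begin{equation}\label{eq:flow}
z_{\mathrm{in}_s}+z_{\mathrm{in}_t}=z_{\mathrm{out}_s}+z_{\mathrm{out}_t}\qquad\text{at every node}\quad(\text{absent terms }0).
\end{equation}

Each edge $\varepsilon=(x,y)$ is an in-edge of at most one node: for horizontal $\varepsilon$, $s=\max\mathcal S_\varepsilon$ and $t$ is its successor in $<_y$; for vertical $\varepsilon$, $t=\min\mathcal S_\varepsilon$ and $s$ is its predecessor. In the same way, using $<_x$, $\varepsilon$ is an out-edge of at most one node. We write $\nu\to\nu'$ if an out-edge of $\nu$ is an in-edge of $\nu'$. Then $\nu'$ lies strictly further in the down-right direction, so this directed graph on $\mathcal N$ is acyclic.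

\begin{theorem}\label{thm:flow}
Restricting $\theta$ to $V$ and passing to $z$ gives an isomorphism of cones
\[
C_Y\;\cong\;\{z\in\mathbb R^E_{\ge0}:\ z\text{ satisfies \eqref{eq:flow} at every node}\}\times\mathbb R^{V^c},
\]
where $V^c$ is the set of interior vertices outside $V$, and the first factor has dimension $|E|-|\mathcal N|$.
\end{theorem}

\begin{proof}
The coordinates of $\theta$ outside $V$ are free. On $\mathrm{ann}(Y)\cap\mathbb R^V$, which has dimension $|V|-m$ by Lemma \ref{lem:local}(c), the linear map $\theta\mapsto z$ is injective: if $z=0$, then $\pm\theta\in C_Y$ by Lemma \ref{lem:binding}, and by Lemma \ref{lem:lineal} with $G=0$ the functional $\theta$ vanishes on all simple modules supported on $V$, so $\theta=0$. The relations \eqref{eq:flow} are linearly independent: choose one out-edge for each node; these are distinct edges, and with the nodes ordered along the acyclic graph the matrix of \eqref{eq:flow} in the chosen edges is triangular with nonzero diagonal. So they cut out a subspace of $\mathbb R^E$ of dimension $|E|-|\mathcal N|=|V|-m$, by \eqref{eq:N}, and this is the image of the map. By Lemma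 \ref{lem:binding}, $C_Y$ corresponds to the vectors $z\ge0$ in it.

It remains to see that the flow cone spans this subspace. This is so because $\dim C_Y=r-m=(|V|-m)+|V^c|$ by Lemma \ref{lem:local}(c).
\end{proof}

\subsection{Crossings produce squares}

\begin{proposition}\label{prop:cross}
If $\lambda$ is crossing, there is a wide $Y$ of rank $r-3$ such that $C_Y$ is a three-dimensional pointed cone with exactly four extreme rays.
\end{proposition}

\begin{proof}
Let $c=(w_0,\dots,w_k)$ be a crossing, $l,u$ the left and upper neighbors of $w_0$, and $e,d$ the right and lower neighbors of $w_k$. We want one channel that carries a flow from $\{l,u\}$ along $c$ to $\{e,d\}$. If $k=0$, we take the segments $(l,w_0,e)$ and $(u,w_0,d)$ as in Example \ref{ex:square}. In general, cut $\alpha=(l,c,e)$ at all vertical steps of $c$ into horizontal pieces, and $\beta=(u,c,d)$ at all horizontal steps of $c$ into vertical pieces. Each of the $k$ steps of $c$ is cut in exactly one of $\alpha,\beta$, so these are $k+2$ pieces in total, on $k+5$ vertices.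

\emph{The pieces are distinct and Hom-orthogonal.} Pieces of the same kind are disjoint. A horizontal piece $h$ and a vertical piece $v$ share at most one vertex, some $w_i$. By \eqref{eq:hom}, $\mathrm{Hom}(B(h),B(v))\ne0$ would require $w_i$ to be the left end of $h$ and the top end of $v$. Since $l$ and $w_0$ lie in the same piece, $i\ge1$, and then the step $(w_{i-1},w_i)$ would be vertical, because $\alpha$ is cut there, and horizontal, because $\beta$ is cut there. Likewise $\mathrm{Hom}(B(v),B(h))\ne0$ would require $w_i$ to be the right end of $h$ and the bottom end of $v$; then $i<k$, and the step $(w_i,w_{i+1})$ would be both vertical and horizontal. If $h$ and $v$ were equal, both would be $(w_i)$, with the same contradiction.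

Add the simple modules at the remaining $r-k-5$ interior vertices. The resulting Hom-orthogonal bricks are the simple objects of a wide subcategory $Y$ with
\[
\mathrm{rk}Y=(k+2)+(r-k-5)=r-3 .
\]
Now apply Theorem \ref{thm:flow}. Here $V^c=\emptyset$, and $E$ consists of the $k+4$ edges $(l,w_0)$, $(u,w_0)$, $(w_i,w_{i+1})$, $(w_k,e)$, $(w_k,d)$. Exactly two segments pass through each $w_i$, a horizontal and a vertical piece, with common run $(w_i)$; at all other vertices there is one segment. So there is one node with run $(w_i)$ for each $i$ and no other; its in-edges and out-edges are the edges of $E$ that enter, respectively leave, $w_i$, and \eqref{eq:flow} says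
\[
z_{lw_0}+z_{uw_0}=z_{w_0w_1}=\dots=z_{w_{k-1}w_k}=z_{w_ke}+z_{w_kd}
\]
(for $k=0$ the middle terms are absent). Hence $C_Y\cong\{z_{lw_0},z_{uw_0},z_{w_ke},z_{w_kd}\ge0:\ z_{lw_0}+z_{uw_0}=z_{w_ke}+z_{w_kd}\}$. The slice of total flow $1$ is a product of two segments, so this is the cone over a square.
\end{proof}

\subsection{Without crossings the cones are simplicial}

\begin{proposition}\label{prop:noncross}
Let $Y\in\mathcal W$. If $C_Y$ is not simplicial, there is a directed path of nodes $\nu_0\to\nu_1\to\dots\to\nu_p$, $p\ge0$, such that $\nu_0$ has two in-edges and $\nu_p$ has two out-edges. The concatenation of the runs of $\nu_0,\dots,\nu_p$ along the connecting edges is then a crossing of $\lambda$.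
\end{proposition}

\begin{proof}
We call a node \emph{merging} if it has two in-edges and \emph{branching} if it has two out-edges. The last statement is clear: the concatenation is a path of interior vertices with right and down steps; the in-edges of $\nu_0$ join its first vertex to its left and upper neighbors, the out-edges of $\nu_p$ join its last vertex to its right and lower neighbors, and edges of $E$ join interior vertices.

Suppose that there is no directed path of nodes, of any length $p\ge0$, from a merging to a branching node. We solve \eqref{eq:flow}. Before any merging, a flow is determined by where it goes; after a merging it never branches, and is determined by where it comes from. Precisely, let a node be of \emph{type $2$} if it is merging or reachable from a merging node, and of \emph{type $1$} otherwise.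
\begin{itemize}
\item A node of type $1$ is not merging. It has a unique in-edge $\varepsilon$, and \eqref{eq:flow} says $z_\varepsilon=\sum z_{\mathrm{out}}$. We eliminate $z_\varepsilon$.
\item A node of type $2$ is not branching, by assumption. It has a unique out-edge $\varepsilon$, and \eqref{eq:flow} says $z_\varepsilon=\sum z_{\mathrm{in}}$. We eliminate $z_\varepsilon$.
\end{itemize}
No edge is eliminated twice: it would be the out-edge of a node $\nu$ of type $2$ and the in-edge of a node $\nu'$ of type $1$, but $\nu\to\nu'$ makes $\nu'$ of type $2$. Now expand the equations recursively. An out-edge of a type-$1$ node can be eliminated only as in-edge of a later type-$1$ node; an in-edge of a type-$2$ node can be eliminated only as out-edge of an earlier type-$2$ node. Since the graph is acyclic, the expansion terminates, and every eliminated $z_\varepsilon$ becomes a sum, with nonnegative coefficients, of variables that are not eliminated. There are $|E|-|\mathcal N|$ of the latter, the dimension of the solution space of \eqref{eq:flow}, so they are coordinates on it. The flow cone is the nonnegative orthant in these coordinates,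 and by Theorem \ref{thm:flow} $C_Y$ is simplicial.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:class}]
If $\lambda$ is not crossing, all $C_Y$ are simplicial by Proposition \ref{prop:noncross}, and \eqref{eq:FM} holds by Proposition \ref{prop:A}. If $\lambda$ is crossing, then in Proposition \ref{prop:B} all summands are positive and by Proposition \ref{prop:cross} there is at least one. So the coefficient of $xy^{r-3}$ is larger in $M(-x,-y/x)$, and \eqref{eq:FM} fails.
\end{proof}

\begin{remark}\label{rem:again}
For $\lambda_+$ the only crossing is $(C)$. If $\mathrm{rk}Y=2$ and $C_Y$ is not simplicial, Proposition \ref{prop:noncross} gives a node with run $(C)$ whose in-edges are $(W,C),(N,C)$ and whose out-edges are $(C,E),(C,S)$. Its segments are $(W,C,E)$ and $(N,C,S)$, and since $Y$ has only two simple objects, it is the subcategory of Example \ref{ex:square}, with $m(Y)=4$. So by Proposition \ref{prop:B} the coefficients of $xy^2$ differ by exactly $1$. This agrees with the values $161$ and $160$ of Section \ref{sec:plus}, which were found independently. By the proof of Proposition \ref{prop:B}, this $Y$ is also the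 only element of rank $2$ with different numbers of elements of ranks $3$ and $4$ above it; so it corresponds to the element $\{WE,NS\}$ of \S\ref{sec:lopsided}.
\end{remark}

\begin{thebibliography}{99}

\bibitem{GM} Alexander Garver and Thomas McConville, \emph{Enumerative properties of Grid-Associahedra}, arXiv:1705.04901 (2017).

\bibitem{AIR} Adachi, Iyama, and Reiten, Compos. Math., 2014.

\bibitem{Asai} Asai, Adv. Math., 2021.

\bibitem{AP} Asai and Pfeifer, Algebr. Represent. Theory, 2022.

\bibitem{BDMTY} Br\"ustle, Douville, Mousavand, Thomas, and Y{\i}ld{\i}r{\i}m, Canad. J. Math., 2020.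

\bibitem{BST} Br\"ustle, Smith, and Treffinger, Adv. Math., 2019.

\bibitem{BR} Butler and Ringel, 1987.

\bibitem{DIJ} Demonet, Iyama, and Jasso, IMRN, 2019.

\bibitem{DIRRT} Demonet, Iyama, Reading, Reiten, and Thomas, Trans. AMS Ser. B, 2023.

\bibitem{Eno} Enomoto, Algebr. Represent. Theory, 2023.

\bibitem{Jasso} Jasso, IMRN, 2015.

\bibitem{MS} Marks and \v{S}\v{t}ov\'{\i}\v{c}ek, Bull. LMS, 2017.

\bibitem{PPP} Palu, Pilaud, and Plamondon, Mem. AMS, 2021.

\bibitem{Yur} Yurikusa, Doc. Math., 2018.

\end{thebibliography}

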